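\title{Tau-symmetric deformations of the Riemann hierarchy: the standard form and a counterexample}


\begin{abstract}
We study tau-symmetric integrable Hamiltonian deformations of the Riemann hierarchy up to normal Miura-type transformations. A conjecture of Dubrovin, Liu, Yang and Zhang states that every such deformation has a canonical form, with Hamiltonian operator $\partial_x$, that is determined by a density $h_1=\frac{w^3}{6}-\frac{\epsilon^2}{24}a_0w_1^2+\epsilon^4a_1w_2^2+\epsilon^6(a_2w_2^3+b_1w_3^2)+\cdots$ with constant coefficients; that all $a_j,b_j$ vanish if $a_0=0$; and that the $b_j$ are determined by $a_0,a_1,a_2,\dots$ if $a_0\neq0$. We show that the clause on $a_0=0$ is false: for every $k\ge9$ there is a deformation with $h_1=\frac{w^3}{6}+\epsilon^{2k}w_2^k+O(\epsilon^{4k})$, and these examples lie in an infinite-parameter family of inequivalent deformations with $a_0=0$. The tool is a residue at a nondegenerate critical point of $w$. We prove all other assertions of the conjecture, and we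 show that $a_0=0$ forces $a_1=0$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Tau-symmetric deformations}

Let $w=w(x,\mathbf t)$ be a scalar unknown, $\partial=\partial_x$, $w_m=\partial^mw$ (so $w_0=w$), and let $\epsilon$ be a formal parameter. A \emph{differential polynomial of degree $d\ge0$} is a polynomial in $w_1,w_2,\dots$ with coefficients smooth in $w$, homogeneous of degree $d$ for $\deg w_m=m$; for $d<0$ the only differential polynomial of degree $d$ is $0$. A \emph{local functional} $H=\int h$ is the class of a density $h$ modulo $\partial$-exact terms, and $\equiv$ denotes equality of densities modulo such terms. We write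
\[
\frac{\delta H}{\delta w}=\sum_{s\ge0}(-\partial)^s\frac{\partial h}{\partial w_s},\qquad U_*=\sum_{s\ge0}\frac{\partial U}{\partial w_s}\,\partial^s
\]
for the variational derivative of $H$ and the Fr\'echet derivative of a density $U$, and $\dagger$ for the formal adjoint, $(g\,\partial^s)^\dagger=(-\partial)^s\circ g$. A differential operator $P$ is \emph{Hamiltonian} if $\{F,G\}_P=\int\frac{\delta F}{\delta w}P\frac{\delta G}{\delta w}$ is skew-symmetric and satisfies the Jacobi identity. The coefficient of $\epsilon^d$ in a series $F$ is $F^{[d]}$, and $F$ is \emph{balanced} if $\deg F^{[d]}=d$ for all $d$.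

The \emph{Riemann hierarchy} (the principal hierarchy of the one-dimensional Frobenius manifold) is
\[
\frac{\partial v}{\partial t^p}=\frac{v^p}{p!}\,v_x=\partial_x\,\frac{\delta}{\delta v}\int\frac{v^{p+2}}{(p+2)!},\qquad p\ge0 .
\]
A \emph{Hamiltonian deformation} of it is a hierarchy $\frac{\partial w}{\partial t^p}=P\frac{\delta H_p}{\delta w}$, $H_p=\int h_p$, $p\ge0$, with balanced densities $h_p=\frac{w^{p+2}}{(p+2)!}+O(\epsilon)$ and a Hamiltonian operator
\[
P=\partial+\sum_{k\ge1}\epsilon^k\sum_{l=0}^{k+1}P_{k,l}\,\partial^l,\qquad \deg P_{k,l}=k+1-l .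
\]
It is \emph{integrable} if $\{H_p,H_q\}_P=0$ for all $p,q\ge0$. It is \emph{tau-symmetric} if there are densities $h_{-1},h_0,h_1,\dots$ of the above type such that
\begin{itemize}
\item[(a)] $H_{-1}=\int h_{-1}$ is a Casimir of $P$, and $h_{-1}=w$;
\item[(b)] the $t^0$-flow is the translation, $P\frac{\delta H_0}{\delta w}=w_1$;
\item[(c)] $\dfrac{\partial h_{p-1}}{\partial t^q}=\dfrac{\partial h_{q-1}}{\partial t^p}$ for all $p,q\ge0$.
\end{itemize}
The tau-symmetric deformation consists of $P$ together with this choice of densities. From now on \emph{deformation} means tau-symmetric integrable Hamiltonian deformation of the Riemann hierarchy, and a deformation is \emph{canonical} if $P=\partial$.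

These conditions describe hierarchies with a tau function. Since $\int\partial h_{p-1}/\partial t^q=\{H_{p-1},H_q\}_P=0$, we can write $\partial h_{p-1}/\partial t^q=\partial\Omega_{p,q}$; by (c) $\Omega_{p,q}$ is symmetric and $\partial\Omega_{p,q}/\partial t^r$ is symmetric in $p,q,r$. On a solution this means, formally, $\Omega_{p,q}=\partial_{t^p}\partial_{t^q}\log\tau$, and in particular $h_{p-1}=\partial_x\partial_{t^p}\log\tau$ and $w=\partial_x^2\log\tau$. The natural equivalence replaces $\log\tau$ by $\log\tau+G$. A \emph{normal Miura-type transformation} is given by $G=\sum_{k\ge2}\epsilon^kG_k$ with $G_k$ a differential polynomial of degree $k-2$, and acts by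
\[
\tilde w=w+\partial^2G,\qquad \tilde h_{p-1}=h_{p-1}+\partial\,\frac{\partial G}{\partial t^p}\quad(p\ge0),\qquad \tilde P=\tilde w_*\,P\,\tilde w_*^{\,\dagger},
\]
everything being rewritten in terms of $\tilde w$. The functionals $H_p$ and the flows do not change, and the densities $\tilde h_p$ satisfy (a)--(c) with respect to $\tilde P$. Two deformations are \emph{equivalent} if such a transformation carries one to the other, including $P$ and the densities.

\subsection{The conjecture}

Let $\mathrm{Std}_d$ be the real span of the monomials of degree $d$ in $w_2,w_3,\dots$ in which the highest derivative occurs with exponent at least $2$. These are the monomials that contain no factor $w_1$ and are nonlinear in their highest derivative. A canonical deformation is \emph{in standard form} if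
\[
H_1=\int\Big(\frac{w^3}{6}-\frac{a_0}{24}\epsilon^2w_1^2\Big)+\sum_{d\ge3}\epsilon^dH_1^{[d]},\qquad a_0\in\mathbb R,
\]
where $H_1^{[d]}$ has a density in $\mathrm{Std}_d$. Odd $d$ are allowed in this definition; the first nonzero odd space is $\mathrm{Std}_9=\mathbb R\,w_3^3$. The following was conjectured by Dubrovin, Liu, Yang and Zhang \cite{DLYZ}.

\medskip
\noindent\textbf{Conjecture.} \emph{{\rm(I)} Every deformation is equivalent to a canonical deformation, which is uniquely determined by the standard form, taken modulo $\partial$-exact terms,}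
\begin{align*}
h_1={}&\frac{w^3}6-\frac{\epsilon^2}{24}a_0w_1^2+\epsilon^4a_1w_2^2+\epsilon^6(a_2w_2^3+b_1w_3^2)+\epsilon^8\left(a_3w_2^4+b_2w_2w_3^2+b_3w_4^2\right)\\
&+\epsilon^{10}\left(a_4w_2^5+b_4w_2^2w_3^2+b_5w_2w_4^2+b_6w_5^2\right)\\
&+\epsilon^{12}\left(a_5w_2^6+b_7w_2^3w_3^2+b_8w_3^4+b_9w_2^2w_4^2+b_{10}w_4^3+b_{11}w_2w_5^2+b_{12}w_6^2\right)+\cdots
\end{align*}
\emph{with constant coefficients; $a_{k-1}$ is the coefficient of $\epsilon^{2k}w_2^k$ $(k\ge2)$, and $b_1,b_2,\dots$ are the remaining coefficients. {\rm(II)} If $a_0=0$, then $a_j=b_j=0$ for all $j\ge1$. {\rm(III)} If $a_0\ne0$, then the $b_j$ are uniquely determined by $a_0,a_1,a_2,\dots$.}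
\medskip

The simplest nontrivial deformation is the KdV hierarchy, with $a_0\neq0$ and $a_j=b_j=0$ (Section~\ref{sec:kdv}); its $t^1$-flow is $w_t=ww_1+\frac{a_0}{12}\epsilon^2w_3$. Clause (II) says that without the dispersive term $w_3$ nothing survives. The first test supports this guess: if $a_0=0$ and $a_1\ne0$, the dispersion starts with $w_5$, and the commutation of $H_1$ and $H_2$ fails already on three interacting plane waves (Section~\ref{sec:symbols}). But the terms $w_2^k$ with $k\ge3$ do not contribute to the linear dispersion, and this test says nothing about them.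

\subsection{Results}

\begin{theorem}\label{thm:counter}
For each $k\ge9$ there is a canonical deformation with
\[
H_1=\int\Big(\frac{w^3}{6}+\epsilon^{2k}w_2^k\Big)+O(\epsilon^{4k}).
\]
It is equivalent to a canonical deformation in standard form, and any such has $a_0=0$ and $a_{k-1}=1$. Hence the conjecture is false.
\end{theorem}

For $k=9$ this is $h_1=\frac{w^3}6+\epsilon^{18}w_2^9+O(\epsilon^{36})$, with $a_0=0$ and $a_8=1$.

\begin{theorem}\label{thm:family}
Take variables $c_1^{\pm1},c_3,c_5,\dots$ with $\deg c_j=-1$ and weight $\operatorname{wt}c_j=1-\frac{3j}2$. Every family $(\chi_d)_{d\ge2\ \mathrm{even}}$, with $\chi_d\in\mathbb R[c_1^{\pm1},c_3,c_5,\dots]$ homogeneous of degree $d-2$ and with all monomials of weight at least $8$, determines a canonical deformation with $a_0=0$. Distinct families give inequivalent deformations.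
\end{theorem}

The monomial $c_1^{2-2k}$ has degree $2k-2$ and weight $k-1$, so $\chi_{2k}$ may be any multiple of it for each $k\ge9$: the family has infinitely many parameters. The other clauses of the conjecture are true.

\begin{theorem}\label{thm:standard}
Every deformation is equivalent to a canonical deformation in standard form. Only even powers of $\epsilon$ occur. The standard form is unique in its equivalence class and determines all $H_p$ and $h_p$.
\end{theorem}

\begin{theorem}\label{thm:b}
If $a_0\ne0$, the $b_j$ are uniquely determined by $a_0,a_1,a_2,\dots$.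
\end{theorem}

\begin{proposition}\label{prop:a1}
If $a_0=0$, then $a_1=0$.
\end{proposition}

We do not give a classification for $a_0=0$, and we do not determine which of $a_2,\dots,a_7$ can be nonzero when $a_0=0$.

The disproof occupies Sections~\ref{sec:functionals}--\ref{sec:rigidity} and uses no outside result; its idea is explained in Section~\ref{ssec:first}. Theorem~\ref{thm:standard} is proved in Section~\ref{sec:standard}, Proposition~\ref{prop:a1} in Section~\ref{sec:symbols}, and Theorem~\ref{thm:b} in Sections~\ref{sec:kdv}--\ref{sec:lower}.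

\section{Local functionals and a first-order computation}\label{sec:functionals}

\subsection{Rings, gradings, bracket}

We shall generate deformations by functionals with poles along $w_1=0$. Put
\[
\mathcal A=\mathbb R[w_1,w_2,\dots],\quad \mathcal A_{\rm loc}=\mathcal A[w_1^{-1}],\quad \mathcal B=\mathcal A[w],\quad \mathcal B_{\rm loc}=\mathcal A_{\rm loc}[w],
\]
$\mathcal F=\mathcal B/\partial\mathcal B$, $\mathcal F_{\rm loc}=\mathcal B_{\rm loc}/\partial\mathcal B_{\rm loc}$, and let $\mathcal B^\infty\supset\mathcal B$ be the ring of differential polynomials with coefficients smooth in $w$ on an interval. Elements of $\mathcal A_{\rm loc}$, and functionals with a density in $\mathcal A_{\rm loc}$, are called \emph{constant-coefficient}, or c.c. A functional in $\mathcal F_{\rm loc}$ is \emph{polynomial} if it has a density in $\mathcal B$.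

Besides the degree, $\mathcal B_{\rm loc}$ is graded by the \emph{length} $n$, the number of factors ($n(w_m)=1$ for $m\ge0$, $n(w_1^{-1})=-1$), and by the \emph{weight} $\operatorname{wt}=3n-\deg$, so that $\operatorname{wt}w_m=3-m$. The operator $\partial$ changes $(\deg,n,\operatorname{wt})$ by $(1,0,-1)$, so the gradings pass to functionals. In all these rings $\ker\partial=\mathbb R$: if $w_m$ is the highest variable on which $g$ depends, then $\partial g$ contains the term $w_{m+1}\,\partial g/\partial w_m\neq0$. In particular an element of $\ker\partial$ of nonzero degree is $0$; we refer to this as vanishing \emph{by degree}.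

On $\mathcal F_{\rm loc}$ let $\{F,G\}=\int\frac{\delta F}{\delta w}\,\partial\frac{\delta G}{\delta w}$, and let $X_G$ be the derivation commuting with $\partial$ with $X_Gw=\partial\frac{\delta G}{\delta w}$. Elements of $\mathcal B_{\rm loc}$ are smooth functions on the part $w_1>0$ of the jet space, so the standard identities of the variational calculus hold: $\frac{\delta}{\delta w}\circ\partial=0$; $(\frac{\delta F}{\delta w})_*$ is self-adjoint; $\frac\delta{\delta w}\int AB=A_*^\dagger B+B_*^\dagger A$; and $XF=\int\frac{\delta F}{\delta w}Xw$ for every derivation $X$ commuting with $\partial$. The last one gives $X_GF=\{F,G\}$.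

\begin{lemma}\label{lem:bracket}
Let $U\in\mathcal B_{\rm loc}$ satisfy $U_*=U_*^\dagger$, and let $X$ be the derivation commuting with $\partial$ with $Xw=\partial U$. Then $[X,X_G]=X_{XG}$ and $X\{H,G\}=\{XH,G\}+\{H,XG\}$ for $G,H\in\mathcal F_{\rm loc}$. In particular $[X_F,X_G]=X_{\{G,F\}}$, and $\{\cdot,\cdot\}$ is a Lie bracket.
\end{lemma}

\begin{proof}
Let $g=\frac{\delta G}{\delta w}$. Then $\frac{\delta}{\delta w}XG=\frac{\delta}{\delta w}\int g\,\partial U=g_*^\dagger\partial U-U_*^\dagger\partial g=g_*\partial U-U_*\partial g$, while $[X,X_G]w=\partial g_*\partial U-\partial U_*\partial g$. This proves the first identity, and applying it to $H$ gives the second. For $U=\frac{\delta F}{\delta w}$ the second identity is the Jacobi identity.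
\end{proof}

\begin{lemma}\label{lem:exact}
\begin{itemize}
\item[(i)] On $\mathcal B$ and on $\mathcal B^\infty$ the kernel of $\frac\delta{\delta w}\int$ consists of the exact elements and the constants. Hence two elements of $\mathcal F$ of positive degree that are equal in $\mathcal F_{\rm loc}$, or in $\mathcal B^\infty/\partial\mathcal B^\infty$, are equal in $\mathcal F$.
\item[(ii)] If $U\in\mathcal B^\infty$ has degree $d$ and $U_*=U_*^\dagger$, then $U=\frac{\delta\mathcal K}{\delta w}$ with $\mathcal K$ of degree $d$.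
\item[(iii)] The operator $\partial_w=\partial/\partial w$ acts on functionals, is a derivation of the bracket, and $\int\frac{\delta F}{\delta w}=\partial_wF$, $[\partial_w,X_F]=X_{\partial_wF}$. If $\partial_wF=0$, then $F$ has a density independent of $w$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $c$ in the interval and let $g_\lambda$ denote $g$ evaluated at $c+\lambda(w-c)$. (i) Modulo exact terms, $g-g_0=\int_0^1\frac{d}{d\lambda}g_\lambda\,d\lambda\equiv\int_0^1(w-c)\big(\frac{\delta}{\delta w}\int g\big)_\lambda\,d\lambda$, and $g_0$ is a constant. (ii) We have $\frac\delta{\delta w}\int(w-c)U_\lambda=U_\lambda+\lambda(U_*^\dagger)_\lambda(w-c)=U_\lambda+\lambda(U_*)_\lambda(w-c)=\frac{d}{d\lambda}(\lambda U_\lambda)$; integrate over $\lambda\in[0,1]$. (iii) $\partial_w$ commutes with $\partial$ and with every $\partial/\partial w_s$, which gives the first claims. If $F=\int\gamma$, $\partial_w\gamma=\partial g$ and $\partial_w\tilde g=g$, then $\partial_w(\gamma-\partial\tilde g)=0$.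
\end{proof}

For $f\in\mathbb R[w]$ put $H^0_f=\int f$ and $X_f^0=X_{H_f^0}$, so $X^0_fw=f''(w)w_1$; for $f=\frac{w^{p+2}}{(p+2)!}$ we write $H^0_p$ and $X^0_p$. The $H_f^0$ commute, because $\{H^0_f,H^0_h\}=\int f'h''w_1$ has an exact density. Every functional of degree $1$ in $\mathcal F$ or $\mathcal B^\infty/\partial\mathcal B^\infty$ vanishes, because $g(w)w_1$ is exact.

\subsection{Normal transformations and canonical deformations}

\begin{lemma}\label{lem:group}
Normal Miura-type transformations form a group. An infinite composition of such transformations with $G^{(m)}=O(\epsilon^m)$, $m=2,3,\dots$, converges $\epsilon$-adically to a normal Miura-type transformation.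
\end{lemma}

\begin{proof}
The substitution $w_s\mapsto w_s+\sum_j\epsilon^j\partial^{s+2}G_j$ raises the degree by $j$ whenever it raises the power of $\epsilon$ by $j$, so it preserves the property that the coefficient of $\epsilon^k$ has degree $k-2$. The composition of $G$ and $G'$ is given by $G+G'|_{w\to w+\partial^2G}$. Iterating $w=\tilde w-\partial^2G$ expresses $w$ through $\tilde w$, and the inverse is given by $-G|_{w=w(\tilde w)}$. The rule for the densities is additive in $G$ and the flows do not change, so it composes and inverts in the same way; the rule for $P$ composes by the chain rule. In an infinite composition only finitely many factors contribute at each order in $\epsilon$.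
\end{proof}

For $P=\partial$ tau-symmetry becomes a condition on the Hamiltonians alone.

\begin{lemma}\label{lem:canonical}
\begin{itemize}
\item[(i)] In a canonical deformation $H_0=\int\frac{w^2}2$, $h_{p-1}=\frac{\delta H_p}{\delta w}$, and
\begin{equation}\label{eq:string}
\partial_wH_p=H_{p-1}\qquad(p\ge0).
\end{equation}
All $H_p$ lie in $\mathcal F[[\epsilon]]$, and $H_1^{[d]}$ is c.c.\ for $d\ge1$.
\item[(ii)] Conversely, let $H_p=H_p^0+O(\epsilon)\in\mathcal F[[\epsilon]]$, $p\ge0$, be balanced and commute pairwise, with $H_0=\int\frac{w^2}2$ and $\partial_wH_p=H_{p-1}$ for $p\ge1$. Then $P=\partial$ and $h_{p-1}=\frac{\delta H_p}{\delta w}$ define a canonical deformation.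
\end{itemize}
\end{lemma}

\begin{proof}
(i) Condition (b) says $\partial(\frac{\delta H_0}{\delta w}-w)=0$. The $\epsilon^0$ term of the difference is $0$ and the others vanish by degree; by Lemma~\ref{lem:exact}(i), $H_0=\int\frac{w^2}2$. Condition (c) with $p=0$ says $\partial\frac{\delta H_q}{\delta w}=\partial h_{q-1}$, so in the same way $h_{q-1}=\frac{\delta H_q}{\delta w}$, and \eqref{eq:string} follows from Lemma~\ref{lem:exact}(iii). Suppose $H_{p-1}$ has a density $\pi$ polynomial in $w$ at each order. Then $\partial_wh_p=\pi+\partial g$, and with $\partial_w\tilde g=g$ the density $h_p-\partial\tilde g$ has polynomial $w$-derivative, hence is polynomial in $w$. Finally $\partial_wH_1^{[d]}=H_0^{[d]}=0$ for $d\geq1$.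

(ii) The $h_{p-1}$ are balanced with the right leading term, $\int h_{p-1}=\partial_wH_p=H_{p-1}$ for $p\ge1$, and $h_{-1}=w$; (a) and (b) hold. Since $\partial w/\partial t^p=\partial h_{p-1}$, we get $\partial(X_{H_q}h_{p-1}-X_{H_p}h_{q-1})=[X_{H_q},X_{H_p}]w=0$ by Lemma~\ref{lem:bracket}, and the expression in parentheses vanishes by degree. This is (c).
\end{proof}

\subsection{The functional $\int w_2^k/w_1$}\label{ssec:first}

Let $K=O(\epsilon)$ be a c.c.\ element of $\mathcal F_{\rm loc}[[\epsilon]]$ and $\operatorname{ad}_K=\{K,\cdot\}=-X_K$. The operator $\exp(\operatorname{ad}_K)$ preserves the bracket and commutes with $\partial_w$, so the functionals $H_f=\exp(\operatorname{ad}_K)H^0_f$ commute and satisfy \eqref{eq:string}. If they are polynomial, Lemma~\ref{lem:canonical}(ii) turns them into a canonical deformation. A polynomial $K$ produces nothing new, because its flow is a normal Miura-type transformation (Lemma~\ref{lem:standardize}). So we look for $K$ with a pole along $w_1=0$ for which all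 $H_f$ are nevertheless polynomial.

At first order this is easy. With $\varphi=f''$ we have $X^0_fw_1=\varphi w_2+\varphi'w_1^2$ and $X^0_fw_2=\varphi w_3+3\varphi'w_1w_2+\varphi''w_1^3$, hence for $k\ge1$
\begin{equation}\label{eq:first}
X^0_f\,\frac{w_2^k}{w_1}=\varphi\,\partial\frac{w_2^k}{w_1}+(3k-1)\varphi'w_2^k+k\varphi''w_1^2w_2^{k-1}\equiv(3k-2)f'''w_2^k+kf''''w_1^2w_2^{k-1}.
\end{equation}
The pole has disappeared, for every $f$. So with $K=\frac{\epsilon^{2k}}{3k-2}\int\frac{w_2^k}{w_1}$ the functionals $H_f^0+\{K,H^0_f\}$ are polynomial, they commute modulo $\epsilon^{4k}$, and for $f=\frac{w^3}6$ we obtain $\int(\frac{w^3}6+\epsilon^{2k}w_2^k)$.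

The difficulty starts at order $\epsilon^{4k}$. The term $\frac12\{K,\{K,H_f^0\}\}$ may have poles, and we need \emph{one} correction $K_{4k}$ such that $X^0_fK_{4k}$ cancels them for \emph{all} $f$. For $k=2$ this is impossible by Proposition~\ref{prop:a1}, so there is an obstruction to understand. We measure the polar part of a functional by a residue $\rho$ at a critical point of $w$, where $w_1=0$ and $w_2\ne0$ (Section~\ref{sec:residue}). The residue vanishes exactly on polynomial functionals, and it turns the flows $X_f^0$ into constant vector fields in suitable coordinates $c_2,c_4,\dots$. The equations for $\rho(K_{4k})$ then ask for a primitive $\psi$ of a closed $1$-form. What remains is to realize $\psi$ as the residue of a functional, and this can be done when $\psi$ has no pole in $w_2$. The weight controls this pole: $\operatorname{ad}_K$ changes the weight by $\operatorname{wt}K-7$, and $\operatorname{wt}(w_2^k/w_1)=k-2\ge7$ exactly when $k\ge9$.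

\section{The operator $D$ and normal monomials}\label{sec:D}

All uniqueness statements in this paper come from the injectivity of $X_1^0$, and the space $\mathrm{Std}$ is a complement to its image. We have $X^0_1w_m=\partial^{m+1}\frac{w^2}2=ww_{m+1}+R_m$ with $R_m=\frac12\sum_{j=1}^m\binom{m+1}jw_jw_{m+1-j}$. For c.c.\ $\gamma$ put $R\gamma=\sum_{m\ge1}R_m\frac{\partial\gamma}{\partial w_m}$, so that $X_1^0\gamma=w\,\partial\gamma+R\gamma$. Using $w^{l+1}\partial\gamma\equiv-(l+1)w^lw_1\gamma$ we get
\begin{equation}\label{eq:D}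
X^0_1(w^l\gamma)\equiv w^l\hat D\gamma,\qquad \hat D\gamma=R\gamma-w_1\gamma .
\end{equation}
Comparing $X^0_1\partial g=w\,\partial^2g+R\,\partial g$ with $\partial X_1^0g=w_1\partial g+w\,\partial^2g+\partial Rg$ gives $\hat D\partial g=\partial Rg$ for c.c.\ $g$. So $\hat D$ induces maps $D\colon V_d\to V_{d+1}$ and $D\colon V_d^{\rm loc}\to V^{\rm loc}_{d+1}$, where $V_d=\mathcal A_d/\partial\mathcal A_{d-1}$ is formed from the parts of degree $d$ and $d-1$, and $V^{\rm loc}_d$ is defined likewise from $\mathcal A_{\rm loc}$. For $d\ge2$ the maps from $V_d$ to $\mathcal F$ and to $\mathcal B^\infty/\partial\mathcal B^\infty$, and from $V_d^{\rm loc}$ to $\mathcal F_{\rm loc}$, are injective: if a c.c.\ $\gamma$ equals $\partial g$, then $\partial\,\partial_wg=0$, so $\partial_wg=0$ by degree. Thus on c.c.\ functionals of degree at least $2$, $D$ is the restriction of $X^0_1$.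

A \emph{normal monomial} is a monomial in $w_1^{\pm1},w_2,\dots$ that is either a power $w_1^e$ or has a highest variable $w_m$, $m\ge2$, with exponent at least $2$. For $d\geq1$ the normal monomials of degree $d$ without $w_1$ span $\mathrm{Std}_d$.

\begin{lemma}\label{lem:D}
Let $d\ge2$.
\begin{itemize}
\item[(i)] The normal monomials of degree $d$ form a basis of $V^{\rm loc}_d$, and those with nonnegative exponent of $w_1$ form a basis of $V_d$.
\item[(ii)] If $\mu$ is a normal monomial of degree $d$ with $\ell$ factors $w_m$, $m\ge2$, then $D\mu=(d-1+\ell)\,w_1\mu$ plus a combination of normal monomials whose $w_1$-exponent does not exceed that of $\mu$.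
\item[(iii)] $D\colon V_d^{\rm loc}\to V^{\rm loc}_{d+1}$ is bijective. $D\colon V_d\to V_{d+1}$ is injective, and $V_{d+1}=D(V_d)\oplus\mathrm{Std}_{d+1}$. These statements respect the length, which $D$ raises by $1$.
\item[(iv)] $X_1^0$ is injective on the parts of degree at least $2$ of $\mathcal F_{\rm loc}$ and on the parts of degree at least $1$ of $\mathcal F$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A monomial that is not normal is linear in its highest variable $w_m$, $m\ge2$. If $m\ge3$, write it as $w_mw_{m-1}^b\nu$ with $\nu$ a monomial in $w_1^{\pm1},\dots,w_{m-2}$; then $w_mw_{m-1}^b\nu\equiv-\frac1{b+1}w_{m-1}^{b+1}\partial\nu$, whose highest variable is $w_{m-1}$. This step never raises the exponent of $w_1$ and never makes it negative, since $\partial w_1^e=ew_1^{e-1}w_2$. If $m=2$, the monomial is $w_2w_1^{d-2}=\frac1{d-1}\partial w_1^{d-1}$; here $d\ge2$ is used. So the normal monomials span. Suppose a nonzero combination of them equals $\partial g$, where $g$ has highest variable $w_m$, $m\ge1$.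 Then $\partial g$ has degree exactly $1$ in its highest variable $w_{m+1}$, $m+1\ge2$, whereas a combination of normal monomials has degree at least $2$ in such a highest variable. This is a contradiction.

(ii) The terms of $R_m$ containing $w_1$ are $(m+1)w_1w_m$ for $m\ge2$, and $R_1=w_1^2$. For $\mu=\prod w_m^{i_m}$ they contribute, together with $-w_1\mu$, the multiple $\sum_{m\ge2}(m+1)i_m+i_1-1=d+\ell-1$ of $w_1\mu$. The other terms keep the $w_1$-exponent of $\mu$, and the reduction in (i) does not raise it.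

(iii) For fixed degree and length there are finitely many monomials, because $\sum_{m\ge2}(m-1)i_m=\deg-n$. Multiplication by $w_1$ maps the normal monomials of degree $d$ bijectively onto all those of degree $d+1$ in the local case, and onto those containing $w_1$ in the polynomial case. By (ii), in these bases $D$ (in the polynomial case taken modulo $\mathrm{Std}_{d+1}$) is triangular with respect to the $w_1$-exponent, with diagonal entries $d-1+\ell>0$.

(iv) Let $F=\int\sum_{l\le L}w^l\gamma_l\ne0$ have degree $d\ge2$, with $\gamma_l$ c.c.\ and $L$ minimal among all densities of $F$. Then $\gamma_L\neq0$ in $V_d^{\rm loc}$, since $\gamma_L=\partial g$ would give $w^L\gamma_L\equiv-Lw^{L-1}w_1g$. If $X^0_1F=0$, then $\sum_{l\le L}w^l\hat D\gamma_l=\partial\sum_{l}w^lg_l$ with c.c.\ $g_l$ of degree $d$. Comparing the highest powers of $w$ gives $\partial g_l=0$, hence $g_l=0$, successively for all $l>L$, and then $\hat D\gamma_L=\partial g_L$, contradicting (iii). The same proof works in $\mathcal F$, whose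 part of degree $1$ is zero.
\end{proof}

By (i), $V_d\to V_d^{\rm loc}$ is injective and the coefficients $a_j,b_j$ of a standard form are well defined. We use (iv) mostly in the following form.

\begin{corollary}\label{cor:unique}
Let $H=H^0_1+O(\epsilon)$ and $\Delta=\sum_e\epsilon^e\Delta_e$, where either $H,\Delta\in\mathcal F[[\epsilon]]$ and each $\Delta_e$ is homogeneous of degree at least $1$, or $H,\Delta\in\mathcal F_{\rm loc}[[\epsilon]]$ and each $\Delta_e$ is homogeneous of degree at least $2$. If $\{\Delta,H\}=O(\epsilon^N)$, then $\Delta=O(\epsilon^N)$.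
\end{corollary}

\begin{proof}
If $\Delta_e$ is the lowest nonzero term and $e<N$, then $X^0_1\Delta_e=0$.
\end{proof}

\section{The residue at a critical point}\label{sec:residue}

Let $S_0=\mathbb R[u_2^{\pm1},u_3,u_4,\dots]$, $S=S_0[u_0]$, and let
\[
\mathfrak w(y)=u_0+\frac{u_2}2y^2+\sum_{m\ge3}u_m\frac{y^m}{m!}
\]
be the general power series with a nondegenerate critical point at $y=0$. Since $\mathfrak w'=u_2y(1+\cdots)$ is invertible in $S((y))$, there is a ring homomorphism $\operatorname{ev}\colon\mathcal B_{\rm loc}\to S((y))$, $w_m\mapsto\partial_y^m\mathfrak w$, and it intertwines $\partial$ with $\partial_y$. Therefore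
\[
\rho\colon\mathcal F_{\rm loc}\to S,\qquad\rho\Big(\int g\Big)=\operatorname{Res}_{y=0}\operatorname{ev}(g)\,dy
\]
is well defined. It vanishes on polynomial functionals and maps c.c.\ functionals to $S_0$. Give $u_m$ the degree and weight of $w_m$, and put $\deg y=-1$, $\operatorname{wt}y=1$. Then $\operatorname{ev}$ preserves degree and weight, so $\rho$ lowers the degree by $1$ and raises the weight by $1$. For example $\rho(\int w_2^k/w_1)=u_2^{k-1}$ and $\rho(\int w_1^{-2})=-u_3u_2^{-3}$.

\begin{lemma}\label{lem:kerrho}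
If $\rho(\int g)=0$, then $g\in\mathcal B+\partial\mathcal B_{\rm loc}$, and $g\in\mathcal A+\partial\mathcal A_{\rm loc}$ if $g$ is c.c.
\end{lemma}

\begin{proof}
For $r\ge2$ and $\nu\in\mathbb R[w,w_2,w_3,\dots]$ we have $w_2\nu w_1^{-r}\equiv\frac1{r-1}w_1^{1-r}\partial\nu$, which lowers the pole order. Descending in $r$ we obtain
\[
g\equiv\pi+\mu_1w_1^{-1}+\sum_{r=2}^R\mu_rw_1^{-r},\qquad \pi\in\mathcal B,\quad\mu_1\in\mathbb R[w,w_2,w_3,\dots],\quad\mu_r\in\mathbb R[w,w_3,w_4,\dots]\ (r\ge2),
\]
and all steps stay c.c.\ if $g$ is. Write $\mathfrak w'=u_2y(1+\theta)$ with $\theta=\frac{u_3}{2u_2}y+\cdots$. Each term of $\theta$ carries one factor $u_2^{-1}$ and at least one factor $y$, so the coefficient of $y^i$ in $(1+\theta)^{-r}$ is a polynomial of degree at most $i$ in $u_2^{-1}$ with $u_2^{-i}$-coefficient $\binom{-r}i(u_3/2)^i$. The coefficients of $\operatorname{ev}(\mu_r)$ are polynomial in $u_2$. The residue of $\mu_rw_1^{-r}$ is $u_2^{-r}$ times the coefficient of $y^{r-1}$ in $(1+\theta)^{-r}\operatorname{ev}(\mu_r)$.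 For $r\ge2$ it has a pole of order at most $2r-1$ in $u_2$, with $u_2^{-(2r-1)}$-coefficient $\binom{-r}{r-1}(u_3/2)^{r-1}\mu_r(u_0,u_3,\dots)$; for $r=1$ it is $\mu_1(u_0,u_2,u_3,\dots)/u_2$. If $\mu_R\ne0$ with $R\ge2$, the $u_2^{-(2R-1)}$-coefficient of $\rho(\int g)$ is nonzero. So all $\mu_r$ with $r\ge2$ vanish, and then $\mu_1=0$.
\end{proof}

The proof shows that the pole order in $u_2$ of a residue is at most $1$ or is odd. So $\rho$ is not surjective: $u_2^{-2}$ is not a residue.

Next we find coordinates on $S_0$ adapted to the Riemann flows. If $w_t=\varphi(w)w_x$, the inverse function $x(w,t)$ satisfies $x_t=-\varphi(w)$. Near a critical point the inverse function is a series in $(w-u_0)^{1/2}$, and the flow changes only the coefficients of the integer powers of $w-u_0$. This suggests using the coefficients of the inverse series.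

Let $s=\sum_{j\ge1}s_jy^j$ be the square root of $\mathfrak w(y)-u_0$ with $s_1=(u_2/2)^{1/2}$. The coefficient of $y^m$ in $s^2$ gives $2s_1s_{m-1}+(\text{polynomial in }s_2,\dots,s_{m-2})=u_m/m!$ for $m\ge3$, so $S_0[u_2^{1/2}]=\mathbb R[s_1^{\pm1},s_2,s_3,\dots]$. The inverse series $y=Y(s)=\sum_{j\ge1}c_js^j$ has $c_1=s_1^{-1}$ and $c_j=-s_js_1^{-j-1}+(\text{polynomial in }s_1^{-1},s_2,\dots,s_{j-1})$. Both changes of variables are triangular, so
\[
S_0[u_2^{1/2}]=\mathbb R[c_1^{\pm1},c_2,c_3,\dots]
\]
with algebraically independent $c_j$; for instance $u_2=2c_1^{-2}$ and $c_2=-u_3/(3u_2^2)$. Since $\deg s=0$ and $\operatorname{wt}s=\frac32$, we have $\deg c_j=-1$ and $\operatorname{wt}c_j=1-\frac{3j}2$, as in Theorem~\ref{thm:family}. The ring $S_0[u_2^{1/2}]=S_0\oplus u_2^{1/2}S_0$ has the involution $\iota$ that fixes $S_0$ and sends $u_2^{1/2}$ to $-u_2^{1/2}$; its invariant ring is $S_0$. It sends every $s_j$ to $-s_j$, so $\iota(c_j)=(-1)^jc_j$.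

\begin{lemma}\label{lem:Lf}
For $f\in\mathbb R[w]$ we have $\rho\circ X^0_f=L_f\circ\rho$, where
\[
L_f=-\sum_{j\ge1}\frac{f^{(j+2)}(u_0)}{j!}\,\frac{\partial}{\partial c_{2j}},\qquad L_fu_0=0 .
\]
\end{lemma}

\begin{proof}
The series $\operatorname{ev}(X_f^0w)=f''(\mathfrak w)\mathfrak w'$ moves the critical point; we subtract a translation to keep it fixed. The series $(f''(\mathfrak w)-f''(u_0))\,\mathfrak w'$ is $O(y^3)$, so there is a derivation $L$ of $S[u_2^{1/2}]$ with $Lu_0=Lu_2=0$ which, acting on coefficients of series in $y$, satisfies $L\mathfrak w=(f''(\mathfrak w)-f''(u_0))\,\mathfrak w'$. The identity $L\operatorname{ev}(g)=\operatorname{ev}(X_f^0g)-f''(u_0)\,\partial_y\operatorname{ev}(g)$ holds for $g=w$, then for $g=w_m$ by applying $\partial_y^m$, then for all $g$ by the Leibniz rule. Taking residues gives $L\rho=\rho X^0_f$. Now regard $s$ as an independent variable and apply $L$ to $\mathfrak w(Y(s))=u_0+s^2$. This gives $(L\mathfrak w)(Y)+\mathfrak w'(Y)\,LY=0$, that is $LY(s)=-(f''(u_0+s^2)-f''(u_0))$,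 and comparing coefficients of $s^j$ gives $L=L_f$.
\end{proof}

By Lemmas~\ref{lem:kerrho} and \ref{lem:Lf}, for a c.c.\ functional $K$ all $X^0_fK$ are polynomial if and only if $\rho(K)$ does not depend on $c_2,c_4,\dots$. This explains \eqref{eq:first}, where $\rho(K)=(2c_1^{-2})^{k-1}$, and it explains why the free data in Theorem~\ref{thm:family} are polynomials in the odd $c_j$.

\section{Construction of the deformations}\label{sec:construction}

We say that an element has \emph{weights $\ge W$} if all its weight-homogeneous components have weight at least $W$. The variational derivative lowers the weight by $3$, so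
\[
\operatorname{wt}\{F,G\}=\operatorname{wt}F+\operatorname{wt}G-7 ,
\]
and $\operatorname{ad}_K$ does not lower weights if $K$ has weights $\ge7$. Fix a family $(\chi_d)$ as in Theorem~\ref{thm:family} and put $\chi_d=0$ for odd $d$.

\begin{proposition}\label{prop:construction}
There are c.c.\ functionals $K_d\in\mathcal F_{\rm loc}$, $d\geq1$, of degree $d-1$ and weights $\ge7$ such that, with $K=\sum_d\epsilon^dK_d$, all coefficients of $H_f=\exp(\operatorname{ad}_K)H^0_f$ are polynomial for all $f\in\mathbb R[w]$. Moreover $\rho(K_d)=\psi_d+\chi_d$, where $\psi_d$ depends only on $K_{<d}=\sum_{d'<d}\epsilon^{d'}K_{d'}$; $K_d=0$ if $\chi_d=0$ and the $\epsilon^d$-coefficient of $\exp(\operatorname{ad}_{K_{<d}})H^0_f$ vanishes for all $f$; and $K_1=K_2=0$.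
\end{proposition}

\begin{proof}
Suppose $K_{d'}$, $d'<d$, have been found, with $H_f^{[d']}$ polynomial for all $f$ and $d'<d$. Let $G_f$ be the $\epsilon^d$-coefficient of $\exp(\operatorname{ad}_{K_{<d}})H_f^0$; it has degree $d$, and $H_f^{[d]}=X^0_fK_d+G_f$. By Lemmas~\ref{lem:kerrho} and \ref{lem:Lf} we need $K_d$ with $L_f\rho(K_d)+\rho(G_f)=0$ for all $f$.

\emph{Dependence on $f$.} Each $X_{K_{d'}}$ preserves $\mathcal A_{\rm loc}$ and sends $f^{(j)}(w)$ to $f^{(j+1)}(w)X_{K_{d'}}w$ with $X_{K_{d'}}w\in\mathcal A_{\rm loc}$. So $G_f=\int\sum_jf^{(j)}(w)\gamma_j$, a finite sum with $\gamma_j\in\mathcal A_{\rm loc}$ independent of $f$. Expand $f^{(j)}(\mathfrak w)$ in powers of $\mathfrak w-u_0=O(y^2)$; only finitely many terms reach the residue, so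
\[
\rho(G_f)=\sum_jf^{(j)}(u_0)\,g_j ,
\]
a finite sum with $g_j\in S_0$ independent of $f$. The functionals $\int1$, $\int w$, $\int\frac{w^2}2$ commute with everything (their flows are $0$, $0$, $\partial$), so $G_f=0$ for $\deg f\le2$ and $g_0=g_1=g_2=0$. For $f=w^p/p!$, of weight $3p$, the functional $G_f$ has weights $\ge3p$, and $g_p$ is the $u_0$-free part of $\rho(G_f)$. So $g_p$ has degree $d-1$ and weights $\ge3p+1$.

\emph{Closedness.} The operator $\exp(\operatorname{ad}_{K_{<d}})$ preserves the bracket and $\{H^0_f,H^0_h\}=0$. At order $\epsilon^d$ this gives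
\[
\{H_f^0,G_h\}+\{G_f,H^0_h\}+\sum_{0<e<d}\{H_f^{[e]},H_h^{[d-e]}\}=0 .
\]
The last sum is polynomial by the induction hypothesis, so $\rho$ kills it and $L_f\rho(G_h)=L_h\rho(G_f)$. Take $f=\frac{(w-\tau)^{i+2}}{(i+2)!}$, $h=\frac{(w-\tau)^{j+2}}{(j+2)!}$ with $\tau\in\mathbb R$; since $L_fu_0=0$, no derivatives in $u_0$ appear, and setting $u_0=\tau$ gives $\frac1{i!}\partial_{c_{2i}}g_{j+2}=\frac1{j!}\partial_{c_{2j}}g_{i+2}$ for $i,j\ge1$. So the $1$-form $\sum_{j\ge1}j!\,g_{j+2}\,dc_{2j}$, a finite sum with coefficients polynomial in $c_2,c_4,\dots$, is closed, and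
\[
\psi_d=\int_0^1\sum_{j\ge1}c_{2j}\,j!\,g_{j+2}\big|_{c_{2i}\to tc_{2i}}\,dt\qquad\text{satisfies}\qquad\partial_{c_{2j}}\psi_d=j!\,g_{j+2}.
\]
This means $L_f\psi_d+\rho(G_f)=0$ for all $f$. The involution $\iota$ fixes the $g_j$ and the $c_{2j}$ and commutes with the rescaling, so $\psi_d\in S_0$. The rescaling multiplies monomials in the $c_j$ by scalars, so $\psi_d$ has degree $d-2$ and weights $\ge(1-3j)+(3j+7)=8$. The element $\chi_d$ has the same degree and weights $\geq8$; it is killed by all $L_f$; and it lies in $S_0$, because in each of its monomials the exponents of the odd $c_j$ add up to the even number $2-d$.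

\emph{No pole in $u_2$.} A monomial $u_2^j\prod_{m\ge3}u_m^{i_m}$ has weight $j-\sum_{m\geq3}(m-3)i_m\le j$. So every monomial of $\psi_d+\chi_d$ has $j\ge8$, and we may substitute $u_m\to w_m$ and define
\[
K_d=\int\frac{w_2\,(\psi_d+\chi_d)(w_2,w_3,\dots)}{w_1}\in\mathcal F_{\rm loc}.
\]
It is c.c., of degree $2+(d-2)-1=d-1$ and weights $\ge1+8-2=7$. Its density has a simple pole, so $\rho(K_d)=\psi_d+\chi_d$. Hence $\rho(H^{[d]}_f)=0$, and $H_f^{[d]}$ is polynomial by Lemma~\ref{lem:kerrho}. The induction is complete. If all $G_f$ vanish, then $\psi_d=0$. A monomial with $j\ge8$ has degree at least $16$, so $\psi_d+\chi_d=0$ for $d\le2$ (indeed for $d<18$).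
\end{proof}

By Lemma~\ref{lem:exact}(i) the polynomial functionals $H_f^{[d]}$, $d\geq1$, are well-defined elements of $\mathcal F$, and identities of positive degree between them may be checked in $\mathcal F_{\rm loc}$. Let $H_p=H_f$ for $f=\frac{w^{p+2}}{(p+2)!}$. These commute; $H_0=\int\frac{w^2}2$; and $\partial_wH_p=H_{p-1}$ because $\partial_wK=0$ makes $\partial_w$ commute with $\operatorname{ad}_K$. By Lemma~\ref{lem:canonical}(ii) we obtain a canonical deformation, and $H_1^{[2]}=0$ since $K_1=K_2=0$. We call it the \emph{deformation with seeds $(\chi_d)$}.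

\begin{remark}
The bound $8$ is far more than is needed to avoid a pole in $u_2$ at one step; it is what makes the induction close. If $K$ has weight $W<7$, each application of $\operatorname{ad}_K$ lowers the weight by $7-W$, and the count above gives weight $8-r(7-W)$ for the primitive $\psi$ coming from an $r$-fold bracket. For large $r$ this is negative, poles in $u_2$ are no longer excluded, and $\psi$ need not be a residue. For the seed $u_2^{k-1}$ one has $W=k-2$.
\end{remark}

\section{Rigidity of the standard form; proofs of Theorems \ref{thm:counter} and \ref{thm:family}}\label{sec:rigidity}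

To refute (II) we must know that the coefficient of $\epsilon^{2k}w_2^k$ cannot be transformed away. The point is that the leading term of a normal transformation preserving $P=\partial$ is a Hamiltonian vector field with c.c.\ Hamiltonian, and so changes $H_1$ by an element of the image of $D$.

\begin{lemma}\label{lem:rigid}
If two canonical deformations in standard form are related by $\tilde w=w+\partial^2G$, then $\partial G=0$; the transformation is the identity, and $\tilde H_1=H_1$.
\end{lemma}

\begin{proof}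
Suppose $\partial G_j=0$ for $j<m$, where $m\geq2$, and put $U=\partial G_m$. Then $\tilde w_*=1+\epsilon^m\partial U_*+O(\epsilon^{m+1})$, and order $m$ of $\tilde w_*\,\partial\,\tilde w_*^\dagger=\partial$ reads $\partial(U_*-U_*^\dagger)\partial=0$. So $U_*=U_*^\dagger$, and $U=\frac{\delta\mathcal K}{\delta w}$ with $\deg\mathcal K=m-1$ by Lemma~\ref{lem:exact}(ii). If $m=2$, then $\mathcal K$ has degree $1$, so $\mathcal K=0$ and $U=0$. If $m\ge3$, then $\partial_w\mathcal K=\int U=0$, so $\mathcal K\in V_{m-1}$. The identity $\tilde H_1[\tilde w]=H_1[w]$ gives $\tilde H_1^{[j]}=H_1^{[j]}$ for $j<m$ and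
\[
\tilde H_1^{[m]}-H_1^{[m]}=-\int\frac{w^2}2\,\partial U=-\{H_1^0,\mathcal K\}=D\mathcal K .
\]
The left side lies in $\mathrm{Std}_m$, so $\mathcal K=0$ by Lemma~\ref{lem:D}(iii), and $U=0$. By induction $\partial G=0$, so $\tilde w=w$ and $\tilde h_p=h_p$.
\end{proof}

\begin{lemma}\label{lem:standardize}
Let $\mathcal K\in V_{m-1}$, $m\ge3$. Then $\tilde w=\exp(\epsilon^mX_{\mathcal K})w$ is a normal Miura-type transformation with $G=O(\epsilon^m)$ that maps canonical deformations to canonical deformations, with $\tilde H_p=\exp(-\epsilon^mX_{\mathcal K})H_p$ as functionals of one variable $w$. In particular $\tilde H_1^{[j]}=H_1^{[j]}$ for $j<m$ and $\tilde H_1^{[m]}=H_1^{[m]}+D\mathcal K$.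
\end{lemma}

\begin{proof}
Write $X=X_{\mathcal K}$ and $\phi_\tau=\exp(\tau\epsilon^mX)$, an algebra automorphism commuting with $\partial$. Since $\int\frac{\delta\mathcal K}{\delta w}=\partial_w\mathcal K=0$, we have $\frac{\delta\mathcal K}{\delta w}=\partial G'$ with $\deg G'=m-2$. Then $X^jw=\partial^2X^{j-1}G'$ with $\deg X^{j-1}G'=jm-2$, so $\phi_1(w)=w+\partial^2G$ with $G=\sum_{j\ge1}\frac{\epsilon^{jm}}{j!}X^{j-1}G'$ of the required type. Let $M_\tau=(\phi_\tau w)_*$ and $\mathcal S=(\frac{\delta\mathcal K}{\delta w})_*=\mathcal S^\dagger$. From $\frac d{d\tau}\phi_\tau w=\epsilon^m\partial\,\phi_\tau(\frac{\delta\mathcal K}{\delta w})$ and the chain rule, $\frac d{d\tau}M_\tau=\epsilon^m\partial\,\phi_\tau(\mathcal S)M_\tau$, where $\phi_\tau$ acts on coefficients. So $Q_\tau=M_\tau\partial M_\tau^\dagger$ satisfies $\frac d{d\tau}Q=\epsilon^m(\partial\,\phi_\tau(\mathcal S)Q-Q\,\phi_\tau(\mathcal S)\partial)$ and $Q_0=\partial$. This problem has a unique solution order by order in $\epsilon$, and the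 constant $Q=\partial$ solves it; hence $\tilde P=\partial$. The relation $\tilde H_p[\tilde w]=H_p[w]$ means $\phi_1(\tilde H_p)=H_p$, and $-XH^0_1=X_1^0\mathcal K=D\mathcal K$.
\end{proof}

\begin{corollary}\label{cor:standard}
Every canonical deformation is equivalent to exactly one canonical deformation in standard form up to the choice of the $H_p$, $p\ge2$; that is, a standard form of $H_1$ exists and is unique in the equivalence class.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:canonical}(i) the $H_1^{[d]}$ are c.c.; $H_1^{[1]}=0$, and $V_2=\mathbb R\,w_1^2$. For $m=3,4,\dots$ in turn, Lemma~\ref{lem:D}(iii) gives a unique $\mathcal K\in V_{m-1}$ with $H_1^{[m]}+D\mathcal K\in\mathrm{Std}_m$ for the current $H_1$, and we apply Lemma~\ref{lem:standardize}. The composition converges by Lemma~\ref{lem:group}. We call this procedure \emph{standardization} and its $m$-th transformation \emph{step $m$}. Two standard forms in one class are related by a normal transformation (Lemma~\ref{lem:group}), so they coincide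 (Lemma~\ref{lem:rigid}).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take the single seed $\chi_{2k}=\frac{u_2^{k-1}}{3k-2}$, $u_2=2c_1^{-2}$. Its degree is $2k-2$, and its weight $k-1$ is at least $8$ because $k\ge9$. In Proposition~\ref{prop:construction}, $K_d=0$ for $d<2k$, $K_{2k}=\frac1{3k-2}\int\frac{w_2^k}{w_1}$, and $K_d=0$ for $2k<d<4k$, since $\exp(\operatorname{ad}_{K_{<d}})$ then contains only powers of $\epsilon^{2k}$. By \eqref{eq:first}, $H_1=\int(\frac{w^3}6+\epsilon^{2k}w_2^k)+O(\epsilon^{4k})$. The orders below $4k$ are already standard, so the steps $m<4k$ of standardization are trivial and the standard form has $a_0=0$, $a_{k-1}=1$. By Corollary~\ref{cor:standard} every equivalent canonical deformation in standard form has these values, while clause (II) requires $a_{k-1}=0$.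
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
The deformation with seeds $(\chi_d)$ has $H_1^{[2]}=0$, and standardization does not change order $2$; so $a_0=0$. Let two families first differ at $d$; then $d\ge18$, as $\chi_d$ vanishes for smaller $d$. The constructions agree below $d$ and have the same $G_f$ and $\psi_d$. So $H_1-\tilde H_1=\epsilon^dX_1^0(K_d-\tilde K_d)+O(\epsilon^{d+1})$ with $\rho(K_d-\tilde K_d)=\chi_d-\tilde\chi_d\ne0$. The steps $m<d$ of standardization are the same linear operators $1+O(\epsilon^m)$ for both deformations, so they do not change the $\epsilon^d$-term of the difference. The steps $m=d$ change it by an element of $D(V_{d-1})$, and later steps do not change it. If the two standard forms agreed at order $d$, then $X_1^0(K_d-\tilde K_d)=X_1^0\kappa$ with $\kappa\in V_{d-1}$. Lemma~\ref{lem:D}(iv) would give $K_d-\tilde K_d=\kappa$ in $\mathcal F_{\rm loc}$, so $\rho(K_d-\tilde K_d)=0$, a contradiction. The standard forms differ, and the deformations are inequivalent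 by Corollary~\ref{cor:standard}.
\end{proof}

\section{Reduction to the standard form}\label{sec:standard}

We prove Theorem~\ref{thm:standard}. The first step uses the triviality of the second Poisson cohomology of $\partial$ in positive degree. For skew-adjoint operators let $[\cdot,\cdot]$ be the Schouten bracket, the symmetric bilinear operation for which $[P,P]=0$ is the Jacobi identity of $\{\cdot,\cdot\}_P$; thus $[\partial,Q]=0$ says that $\partial+\tau Q$ satisfies the Jacobi identity to first order in $\tau$. The degree of an operator is counted with $\deg\partial=1$.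

\begin{theorem}[\cite{Getzler,DMS}]\label{thm:cohomology}
A skew-adjoint differential operator $Q$, homogeneous of degree $m+1\ge2$, with $[\partial,Q]=0$ has the form $V_*\partial+\partial V_*^\dagger$ with $V$ a differential polynomial of degree $m$.
\end{theorem}

The substitution $\tilde w=w-\epsilon^mV$ removes such a term, but it is normal only if $V\in\operatorname{Im}\partial^2$. Condition (a) supplies one $\partial$, and the freedom to add Hamiltonian vector fields to $V$ supplies the other.

\begin{proof}[Proof of Theorem~\ref{thm:standard}]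
\emph{Reduction to $P=\partial$.} Let $P=\partial+\epsilon^mP_m+O(\epsilon^{m+1})$, $m\ge1$. Order $m$ of $[P,P]=0$ is $[\partial,P_m]=0$, so $P_m=V_*\partial+\partial V_*^\dagger$ with $\deg V=m$. Since $\int w$ is a Casimir, $0=P_m(1)=\partial V_*^\dagger(1)=\partial\frac\delta{\delta w}\int V$. By degree $\frac\delta{\delta w}\int V=0$, so $V=\partial U$ with $\deg U=m-1$. Let $\mathcal K=\int\gamma$ with $\partial_w\gamma=U$. Then $\int\frac{\delta\mathcal K}{\delta w}=\partial_w\mathcal K=\int U$, so $U=\frac{\delta\mathcal K}{\delta w}+\partial G_m$ with $\deg G_m=m-2$; for $m=1$ we have $U=U(w)=\frac{\delta\mathcal K}{\delta w}$ and $G_1=0$. With $\mathcal S=(\frac{\delta\mathcal K}{\delta w})_*$ self-adjoint, the part $\partial\frac{\delta\mathcal K}{\delta w}$ of $V$ contributes $\partial\mathcal S\partial-\partial\mathcal S\partial=0$ to $P_m$. So $P_m=(\partial^2G_m)_*\partial+\partial(\partial^2G_m)_*^\dagger$. Hence $P_1=0$, and for $m\ge2$ the normal transformation $\tilde w=w-\epsilon^m\partial^2G_m$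 gives $\tilde P=\partial+O(\epsilon^{m+1})$. Iterating and using Lemma~\ref{lem:group} we reach $P=\partial$.

\emph{Standard form.} Existence and uniqueness are Corollary~\ref{cor:standard}. If two canonical deformations have the same $H_1$, then $H_p-H_p'$ is balanced, has no $\epsilon^0$ term, lies in $\mathcal F[[\epsilon]]$ by Lemma~\ref{lem:canonical}(i), and commutes with $H_1$; so it vanishes by Corollary~\ref{cor:unique}. The densities are $h_{p-1}=\frac{\delta H_p}{\delta w}$.

\emph{Parity.} Suppose $H_1$ is in standard form and $d$ is the least odd number with $H_1^{[d]}\neq0$; then $d\ge3$. Put $\Delta_p=H_p(\epsilon)-H_p(-\epsilon)$. Subtracting $\{H_1,H_p\}=0$ at $\epsilon$ and at $-\epsilon$ gives $\{H_1(\epsilon),\Delta_p\}+\{\Delta_1,H_p(-\epsilon)\}=0$. As $\Delta_1=O(\epsilon^d)$, Corollary~\ref{cor:unique} gives $\Delta_p=O(\epsilon^d)$, and order $d$ reads $X_1^0\Delta_p^{[d]}=X_p^0\Delta_1^{[d]}$. Let $K=D^{-1}\Delta_1^{[d]}\in V^{\rm loc}_{d-1}$. Since $X^0_1$ and $X^0_p$ commute, $X_1^0(\Delta_p^{[d]}-X_p^0K)=0$,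 so $X^0_pK=\Delta_p^{[d]}$ by Lemma~\ref{lem:D}(iv). This is polynomial, so $L_f\rho(K)=0$ for $f=\frac{w^{p+2}}{(p+2)!}$; the $u_0$-free part of this identity is $\partial_{c_{2p}}\rho(K)=0$. Thus $\rho(K)\in\mathbb R[c_1^{\pm1},c_3,c_5,\dots]$ is homogeneous of odd degree $d-2$, and $\iota\rho(K)=-\rho(K)$. But $\rho(K)\in S_0$ is fixed by $\iota$. So $\rho(K)=0$, $K\in V_{d-1}$ by Lemma~\ref{lem:kerrho}, and $2H_1^{[d]}=DK\in D(V_{d-1})\cap\mathrm{Std}_d=0$, a contradiction. So $H_1$ is even in $\epsilon$; then $\{\Delta_p,H_1\}=0$, and all $H_p$ are even by Corollary~\ref{cor:unique}.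
\end{proof}

\section{Symbols and three waves}\label{sec:symbols}

The remaining results are proved by evaluating densities on sums of plane waves. Let $k_1,\dots,k_n$ be variables, let $\xi_1,\dots,\xi_n$ commute with $\xi_i^2=0$, and let $\partial$ act as the derivation with $\partial\xi_i=k_i\xi_i$; so $\xi_i$ is the wave $e^{k_ix}$ with a nilpotent amplitude. The \emph{symbol} of a density $g\in\mathcal B$ of length $n\ge1$ is the coefficient of $\xi_1\cdots\xi_n$ in $g$ evaluated at $w=\sum\xi_i$; the symbol of $w_{i_1}\cdots w_{i_n}$ is $\sum_{\pi\in S_n}\prod_jk_{\pi(j)}^{i_j}$. This identifies densities of length $n$ with symmetric polynomials, preserving degrees, and $\partial$ becomes multiplication by $e_1$. With $e_j$ the elementary symmetric polynomials and $\mathsf p_j$ the power sums, functionals of length $n$ are identified with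
\[
\Lambda_n=\mathbb R[k_1,\dots,k_n]^{S_n}/(e_1)=\mathbb R[e_2,\dots,e_n].
\]
We write $F_n\in\Lambda_n$ for the symbol of the length-$n$ part of $F$. The following rules are read off from monomials.
\begin{itemize}
\item C.c.\ functionals correspond to $e_n\Lambda_n$, and elements of $\mathrm{Std}$ have symbols in $e_n^2\Lambda_n$.
\item $(\partial_wF)_{n-1}=F_n(k_1,\dots,k_{n-1},0)$, and the symbol of $\int\frac{w^n}{n!}$ is $1$.
\item A quadratic functional $F$ has the linear flow $X_Fw=\omega_F(\partial)w$ with \emph{dispersion} $\omega_F(k)=kF_2(k,-k)$, an odd polynomial, and $(X_FG)_n=\sum_i\omega_F(k_i)\,G_n$.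
\item The only functionals of length at most $1$ are spanned by $\int1$ and $\int w$, of degree $0$.
\end{itemize}
By Newton's identities, on $e_1=0$ we have $\mathsf p_2=-2e_2$, $\mathsf p_3=3e_3$, $\mathsf p_5=5e_5-5e_2e_3$. If $F$ and $G$ commute and have no parts of length at most $1$, the length-$3$ part of $\{G,F\}=0$ is
\begin{equation}\label{eq:three}
G_3\sum_{i=1}^3\omega_F(k_i)=F_3\sum_{i=1}^3\omega_G(k_i),
\end{equation}
where $\omega_F,\omega_G$ are the dispersions of the quadratic parts. For an odd polynomial $\omega$ and $k_1=k$, $k_2=-k-k_3$,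
\begin{equation}\label{eq:soft}
\lim_{k_3\to0}\frac{\omega(k_1)+\omega(k_2)+\omega(k_3)}{k_3}=\omega'(0)-\omega'(k).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:a1}]
Let $a_0=0$, $a_1\ne0$, and apply \eqref{eq:three} to $F=H_1$, $G=H_2$, which are even in $\epsilon$ by Theorem~\ref{thm:standard}; write $\omega_1,\omega_2$ for their dispersions. By \eqref{eq:string}, $F_3(k,-k,0)=1$ and $G_3(k,-k,0)=\omega_1(k)/k$. Also $\omega_1'(0)=\omega_2'(0)=0$, as $H_1,H_2$ contain no term $\int w^2$. Dividing \eqref{eq:three} by $k_3$ and using \eqref{eq:soft} gives $\omega_2'=\omega_1'\,\omega_1/k$. The symbol of $w_2^2$ is $2k_1^2k_2^2$, so $\omega_1=2a_1\epsilon^4k^5+O(\epsilon^6)$ and therefore $\omega_2=\frac{20}9a_1^2\epsilon^8k^9+O(\epsilon^{10})$. Orders $\epsilon^4$ and $\epsilon^6$ of \eqref{eq:three} give $G_3^{[0]}=0$ and then $G_3^{[2]}=0$. Since $F_3=1+O(\epsilon^6)$, order $\epsilon^8$ gives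
\[
2a_1\,\mathsf p_5\,G_3^{[4]}=\tfrac{20}9a_1^2\,\mathsf p_9\qquad\text{in }\mathbb R[e_2,e_3].
\]
Here $\mathsf p_5=-5e_2e_3$ vanishes for $e_2=0$. But for $e_1=e_2=0$ the $k_i$ are the cube roots of $e_3$, so $\mathsf p_9=3e_3^3\neq0$. This is a contradiction.
\end{proof}

\section{Linearization at the KdV hierarchy}\label{sec:kdv}

From now on $a_0\neq0$. Put $\alpha=\frac{a_0}{12}$ and $\hbar^2=\frac{a_0\epsilon^2}2=6\alpha\epsilon^2$; only $\hbar^2$ enters, and its sign plays no role. The \emph{grade} of $\epsilon^e$ times a term of length $n$ is $n+\frac e2$. Then $\operatorname{gr}\{F,G\}=\operatorname{gr}F+\operatorname{gr}G-2$, and $\partial_w$ lowers the grade by $1$. The reason for this grading is that a standard form is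
\[
H_1=\mathsf K_1+(\text{grade}\ge4),\qquad \mathsf K_1=\int\Big(\frac{w^3}6-\frac\alpha2\epsilon^2w_1^2\Big)\quad\text{of grade }3,
\]
because terms in $\epsilon^d\mathrm{Std}_d$ have $n\ge2$ and $d\ge4$. With respect to the grade, every deformation with $a_0\neq0$ is a perturbation of KdV.

\subsection{The KdV Hamiltonians}

We recall them through the heat kernel of $\hbar^2\partial^2+w$, which will be needed again in Section~\ref{sec:lower}. Define power series $\mathcal E_n(z)$ with coefficients in $\mathcal B[\hbar^2]$ by $\mathcal E_0=1$ and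
\begin{equation}\label{eq:transport}
(n+z\partial_z)\,\mathcal E_n(z)=\Big(\hbar^2\partial_z^2+\sum_{m\ge0}w_m\frac{z^m}{m!}\Big)\mathcal E_{n-1}(z),\qquad n\ge1 .
\end{equation}
The solution is unique, as $n+z\partial_z$ is invertible. These equations say that $(4\pi\hbar^2t)^{-1/2}e^{-z^2/4\hbar^2t}\sum_nt^n\mathcal E_n(z)$ solves the heat equation $\partial_tu=(\hbar^2\partial_z^2+w(x+z))u$, so the $\mathcal E_n=\mathcal E_n(0)$ are the coefficients of the heat kernel on the diagonal. By induction $\mathcal E_n$ is balanced, of grade $n$, with $\epsilon^0$ part $\frac{w^n}{n!}$. Applying $\partial_w$ to \eqref{eq:transport} gives, by induction, $(n+z\partial_z)\partial_w\mathcal E_n(z)=(n-1+z\partial_z)\mathcal E_{n-1}(z)+\mathcal E_{n-1}(z)$, so $\partial_w\mathcal E_n=\mathcal E_{n-1}$. From $\mathcal E_1(z)=\sum_mw_m\frac{z^m}{(m+1)!}$ we get $\mathcal E_2=\frac{w^2}2+\frac{\hbar^2}6w_2$ and $\mathcal E_2''(0)=\frac13ww_2+\frac14w_1^2+\frac{\hbar^2}{20}w_4$, hence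
\[
\mathcal E_3=\tfrac13\big(\hbar^2\mathcal E_2''(0)+w\mathcal E_2\big)=\frac{w^3}6+\hbar^2\Big(\frac{ww_2}6+\frac{w_1^2}{12}\Big)+\frac{\hbar^4}{60}w_4\equiv\frac{w^3}6-\frac{\hbar^2}{12}w_1^2 .
\]
By Gelfand and Dickey \cite{GD} the functionals $\int\mathcal E_n$ commute pairwise. Put $\mathsf K_p=\int\mathcal E_{p+2}$ for $p\ge-1$; this agrees with the definition of $\mathsf K_1$ above, $\mathsf K_0=\int\frac{w^2}2$, $\mathsf K_{-1}=\int w$, and $\partial_w\mathsf K_p=\mathsf K_{p-1}$. By Lemma~\ref{lem:canonical}(ii) the $\mathsf K_p$ form a canonical deformation, and $\mathsf K_p$ has grade $p+2$. From now on $X_p=X_{\mathsf K_p}$; thus $X_0=\partial$, $X_1w=ww_1+\alpha\epsilon^2w_3$, and $[\partial_w,X_p]=X_{p-1}$ for $p\geq1$.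

We need $\mathsf K_2$. Its quadratic part has degree $4$ and its cubic part degree $2$, so (with $\epsilon=1$) the dispersion is $\beta k^5$ and the cubic symbol is $\gamma e_2$; the dispersion of $\mathsf K_1$ is $\alpha k^3$. Equation \eqref{eq:three} gives $3\alpha e_3\,\gamma e_2=-5\beta e_2e_3$, and $\partial_w\mathsf K_2=\mathsf K_1$ gives $-\gamma k^2=\alpha k^2$. So $\gamma=-\alpha$, $\beta=\frac35\alpha^2\ne0$, and
\begin{equation}\label{eq:K2}
\mathsf K_2=\int\Big(\frac{w^4}{24}-\frac\alpha2\epsilon^2ww_1^2+\frac{3}{10}\alpha^2\epsilon^4w_2^2\Big).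
\end{equation}

\subsection{The spaces $Z_g$}

For an integer $g\ge4$ let $Z_g$ be the space of families $(\delta_p)_{p\ge0}$ of balanced elements of $\mathcal F[\epsilon^2]$, with $\delta_p$ of grade $g+p-1$, such that
\[
\delta_0=0,\qquad\partial_w\delta_p=\delta_{p-1}\ (p\ge1),\qquad X_1\delta_p=X_p\delta_1,\qquad\delta_p|_{\epsilon=0}=0,\qquad\delta_1\in\bigoplus_{d\ge4\ \mathrm{even}}\epsilon^d\,\mathrm{Std}_d .
\]
These are the infinitesimal deformations of KdV of grade $g$ in standard form. By Corollary~\ref{cor:unique}, $\delta_1=0$ implies $\delta_p=0$ for all $p$.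

\begin{proposition}\label{prop:A}
$Z_g=0$ for $g$ odd, and $\dim Z_g\le1$ for $g$ even.
\end{proposition}

\begin{proposition}\label{prop:B}
For $g=2k$, $k\ge2$, there is an element of $Z_g$ in which $\delta_1$ has a nonzero coefficient of $\epsilon^{2k}w_2^k$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:b} from Propositions~\ref{prop:A} and \ref{prop:B}]
Let $(H_p)$ be a canonical deformation in standard form with the given $a_0$. It is even in $\epsilon$, and each graded component of $H_p$ is a finite sum. The component of lowest grade of $H_p$ commutes with $\mathsf K_1$. If its grade were less than $p+2$, it would have no $\epsilon^0$ term and would vanish by Corollary~\ref{cor:unique}. So the lowest grade is $p+2$, and this component equals $\mathsf K_p$ by the same corollary applied to the difference.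

Let $(H_p)$, $(H_p')$ be two such deformations with the same $a_0,a_1,a_2,\dots$, and suppose $H_1\ne H_1'$. Put $\Delta_p=H_p-H_p'$, let $g\ge4$ be the lowest grade in $\Delta_1$, and let $\delta_p$ be the component of grade $g+p-1$ of $\Delta_p$. In $\{H_1,\Delta_p\}+\{\Delta_1,H_p'\}=0$ the second term has grades $\ge g+p$. If the lowest component of $\Delta_p$ had grade less than $g+p-1$, it would commute with $\mathsf K_1$ and vanish. So the component of grade $g+p$ of the identity is $X_1\delta_p=X_p\delta_1$, and with \eqref{eq:string} we get $(\delta_p)\in Z_g$, $\delta_1\neq0$. So $g=2k$ is even and $Z_g$ is spanned by the element of Proposition~\ref{prop:B}. The term $\epsilon^{2k}w_2^k$ has grade $2k$, and its coefficient in $\delta_1$ is $a_{k-1}-a_{k-1}'=0$. Hence $\delta_1=0$, a contradiction.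
\end{proof}

\section{Five waves: proof of Proposition \ref{prop:A}}\label{sec:upper}

In an element of $Z_g$ the power of $\epsilon$ equals the degree, so we set $\epsilon=1$ in this section. Let $(\delta_p)\in Z_g$. The symbol $\delta_{1,n}$ has degree $2g-2n$; in particular $\delta_{1,2}(k,-k)=\lambda k^{2g-4}$ with $\lambda\in\mathbb R$. We show that $\lambda=0$ implies $\delta_1=0$, and that $\lambda=0$ if $g$ is odd. Only the equation $X_1\delta_2=X_2\delta_1$ is used.

\subsection{A gauge}

For c.c.\ $\kappa$ the family $X_p\kappa$ solves $X_1\delta_p=X_p\delta_1$ trivially, and we use this to remove the multiples of $e_3$ from the symbols. By \eqref{eq:D}, for c.c.\ $\kappa=\sum_{n\ge3}\kappa_n$ we have $(X_1\kappa)_n=3\alpha e_3\kappa_n+(D\kappa_{n-1})_n$ with the last term in $e_n\Lambda_n$. Take $\kappa_n\in e_n\Lambda_n$ of degree $2g-2n-3$ as follows; this is where $\alpha\ne0$ is first used. Since $\delta_{1,3}\in e_3^2\Lambda_3$, put $\kappa_3=-\delta_{1,3}/(3\alpha e_3)$. For $n\ge4$ write $\delta_{1,n}+(D\kappa_{n-1})_n=e_n(A_n+e_3B_n)$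 with $A_n$ free of $e_3$, and put $\kappa_n=-e_nB_n/(3\alpha)$. Only finitely many $\kappa_n$ are nonzero, because $\deg\kappa_n\ge n$. Then $\delta_p'=\delta_p+X_p\kappa$ satisfies
\[
\delta'_{1,2}=\lambda k^{2g-4},\qquad\delta'_{1,3}=0,\qquad\delta'_{1,4}=e_4\,C(e_2,e_4),\qquad\delta'_{1,n}\in e_n\mathbb R[e_2,e_4,e_5,\dots,e_n]\ \ (n\ge5),
\]
with $C$ homogeneous of degree $2g-12$ (so $C=0$ for $g<6$). We still have $X_1\delta_2'=X_2\delta_1'$, and $\partial_w\delta_2'=\delta_1'$ because $\partial_w\{\kappa,\mathsf K_2\}=\{\kappa,\mathsf K_1\}$. The functionals $\delta'_1,\delta_2'$ have no part of degree $0$, hence only parts of length at least $2$.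

\subsection{Amplitudes}

In symbols, $X_1$ and $X_2$ mix different lengths. They become multiplication operators if we evaluate on a formal solution of the KdV flows with $N$ incoming waves instead of on $\sum\xi_i$. Fix $N\ge3$, work over the field of rational functions on the hyperplane $k_1+\dots+k_N=0$, and for $I\subset[N]=\{1,\dots,N\}$ put $\xi_I=\prod_I\xi_i$, $k(I)=\sum_Ik_i$, $\omega_p(I)=\sum_I\omega_p(k_i)$, where $\omega_1=\alpha k^3$ and $\omega_2=\beta k^5$. Define $\varphi_{\{i\}}=1$ and
\begin{equation}\label{eq:phi}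
\big(\omega_1(I)-\alpha k(I)^3\big)\varphi_I=k(I)\sum_{\{J,J'\}:\,J\sqcup J'=I}\varphi_J\varphi_{J'},\qquad2\le|I|\le N-1,
\end{equation}
the sum being over unordered splittings into nonempty parts. The factor on the left is nonzero because the $k_i$, $i\in I$, are independent. Let $\mathcal W=\sum_{1\le|I|\le N-1}\varphi_I\xi_I$, let $g(\mathcal W)$ be the value of $g\in\mathcal B$ at $w_m=\partial^m\mathcal W$, and let $T_p$ be the derivation with $T_p\xi_i=\omega_p(k_i)\xi_i$. For $F=\int g$ with all parts of length at least $2$, let $\mathcal D_N(F)$ be the coefficient of $\xi_{[N]}$ in $g(\mathcal W)$. It is well defined since $\partial\xi_{[N]}=0$, and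
\[
\mathcal D_N(F)=\sum_{n\ge2}\ \sum_{[N]=I_1\sqcup\dots\sqcup I_n}F_n\big(k(I_1),\dots,k(I_n)\big)\prod_j\varphi_{I_j},
\]
the inner sum being over unordered partitions into $n$ blocks.

\begin{lemma}\label{lem:amplitude}
$\mathcal D_N(X_pF)=\omega_p([N])\,\mathcal D_N(F)$ for $p=1,2$.
\end{lemma}

\begin{proof}
We first show $(X_pw)(\mathcal W)=T_p\mathcal W$ modulo $\xi_{[N]}$. For $p=1$ this is \eqref{eq:phi}, since $X_1w=\alpha w_3+\partial\frac{w^2}2$. It follows that $(X_1g)(\mathcal W)=T_1(g(\mathcal W))$ modulo $\xi_{[N]}$ for all $g\in\mathcal B$. Write $(X_2w)(\mathcal W)=\sum\psi_I\xi_I$; then $\psi_\emptyset=0$ and $\psi_{\{i\}}=\omega_2(k_i)$. Evaluating $X_1X_2w=X_2X_1w=\alpha\partial^3X_2w+\partial(wX_2w)$ gives $(\omega_1(I)-\alpha k(I)^3)\psi_I=k(I)\sum\varphi_J\psi_{J'}$, summed over ordered splittings, for $2\le|I|\le N-1$. This determines $\psi_I$ recursively, and $\psi_I=\omega_2(I)\varphi_I$ is a solution by \eqref{eq:phi} and $\omega_2(J)+\omega_2(J')=\omega_2(I)$. Now $X_pg=\sum_s\frac{\partial g}{\partial w_s}\partial^sX_pw$,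 and $\frac{\partial g}{\partial w_s}(\mathcal W)$ has no $\xi$-free term because $g$ has length at least $2$. So a multiple of $\xi_{[N]}$ in $(X_pw)(\mathcal W)$ does not contribute, and $(X_pg)(\mathcal W)=T_p(g(\mathcal W))$.
\end{proof}

Hence $X_1\delta_2'=X_2\delta_1'$ gives, for every $N\geq3$,
\begin{equation}\label{eq:amp}
3\alpha e_3\,\mathcal D_N(\delta_2')=\beta\,\mathsf p_5\,\mathcal D_N(\delta_1').
\end{equation}
For $N\le4$ we have $e_5=0$ and $e_3$ divides $\mathsf p_5$, so \eqref{eq:amp} only determines $\delta'_2$. For $N\geq5$, $e_3$ does not divide $\mathsf p_5$, and \eqref{eq:amp} becomes a condition on $\delta_1'$. From \eqref{eq:phi} and $(a+b+c)^3-a^3-b^3-c^3=3(a+b)(a+c)(b+c)$ we get, labeling $\varphi$ by the momenta,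
\begin{equation}\label{eq:phi23}
\varphi_{ab}=-\frac1{3\alpha ab},\qquad\varphi_{abc}=\frac{(a+b+c)^2}{9\alpha^2abc\,(a+b)(a+c)(b+c)} .
\end{equation}

\begin{lemma}\label{lem:claim}
If $\lambda=0$ and $C=0$, then $\delta_1=0$.
\end{lemma}

\begin{proof}
Now $\delta'_{1,n}=0$ for $n\le4$, so $\mathcal D_N(\delta_2')=0$ for $N=3,4$. Let $\omega=\lambda'k^{2g-1}$ be the dispersion of $\delta_2'$. For $N=3$, \eqref{eq:phi23} gives $3\alpha e_3\,\delta'_{2,3}=\sum_i\omega(k_i)$. Divide by $k_3$ and let $k_3\to0$. The left side tends to $-3\alpha k^2\delta'_{2,3}(k,-k,0)=-3\alpha k^2\delta'_{1,2}=0$, and the right side to $-(2g-1)\lambda'k^{2g-2}$ by \eqref{eq:soft}. So $\delta'_{2,2}=0$, then $\delta_{2,3}'=0$, and $N=4$ gives $\delta'_{2,4}=0$. Let $N\ge5$ and suppose $\delta'_{1,n}=\delta'_{2,n}=0$ for $n<N$. Then \eqref{eq:amp} reads $3\alpha e_3\,\delta'_{2,N}=5\beta(e_5-e_2e_3)\,\delta'_{1,N}$ in $\mathbb R[e_2,\dots,e_N]$. So $e_3$ divides $\delta'_{1,N}$, which is free of $e_3$; thus $\delta'_{1,N}=0$ and $\delta'_{2,N}=0$.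 Therefore $\delta_1=-X_1\kappa$. If $\kappa\neq0$, let $\kappa_{\rm low}$ be its part of lowest degree, which is at least $3$. The dispersive part of $X_1$ raises the degree by $3$ and $D$ raises it by $1$, so $-D\kappa_{\rm low}$ is a homogeneous component of $\delta_1$ and lies in $\mathrm{Std}$. This contradicts Lemma~\ref{lem:D}(iii). So $\kappa=0$ and $\delta_1=0$.
\end{proof}

\subsection{The condition for $N=5$}

Let $R=\mathbb R[k_1,\dots,k_5]/(e_1)$, a domain with $R^{S_5}=\Lambda_5$, let $\Pi=\prod_ik_i\prod_{i<j}(k_i+k_j)\in\Lambda_5$, and $R'=R[\Pi^{-1}]$. For a pair $J=\{i,j\}$ with complement $J^c=\{l,m,n\}$ put $q_J=k_i+k_j$.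

We need $\varphi_I$ for $|I|=4$. A priori its denominator contains $e_3$, but this factor cancels. For momenta $a,b,c,d$ let $\mathsf k=a+b+c+d$, $\zeta=\mathsf k^3-a^3-b^3-c^3-d^3$, and $\pi_a=(b+c)(b+d)(c+d)=\frac13\big((\mathsf k-a)^3-b^3-c^3-d^3\big)=\frac13\zeta-\mathsf ka(\mathsf k-a)$. Equation \eqref{eq:phi} says $\varphi_{abcd}=-\mathsf k\mathsf N/(\alpha\zeta)$, with $\mathsf N$ the sum over the three splittings $2|2$ and the four splittings $1|3$. Using $\sum_a\frac{\mathsf k-a}{\mathsf k}=3$, where $\sum_a$ runs over the four momenta,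
\[
9\alpha^2abcd\,\mathsf N=3+\sum_a\frac{a(\mathsf k-a)^2}{\pi_a}=\sum_a\frac{(\mathsf k-a)\big(\pi_a+\mathsf ka(\mathsf k-a)\big)}{\mathsf k\,\pi_a}=\zeta\sum_a\frac{\mathsf k-a}{3\mathsf k\,\pi_a},
\]
so that $\varphi_{abcd}=-\frac1{27\alpha^3abcd}\sum_a\frac{\mathsf k-a}{\pi_a}$. Thus all $\varphi_I$ lie in $R'$. The fifth momentum is $-\mathsf k$, so $\zeta=-3e_3$, $e_5=-abcd\,\mathsf k$, and $\mathsf k-a$ is minus a pair sum. Modulo $e_3R'$ we have $\pi_a\equiv-\mathsf ka(\mathsf k-a)$, and $(k_l+k_m)(k_l+k_n)(k_m+k_n)=\frac13(-q_J^3-\mathsf p_3+k_i^3+k_j^3)\equiv-k_ik_jq_J$. Congruent units have congruent inverses, so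
\begin{equation}\label{eq:phimod}
\varphi_{[5]\setminus i}\equiv-\frac1{27\alpha^3e_5}\sum_{j\ne i}\frac1{k_j},\qquad\varphi_{J^c}\equiv-\frac{q_J}{9\alpha^2e_5}\pmod{e_3R'} .
\end{equation}

Both $\mathcal D_5$'s in \eqref{eq:amp} are symmetric elements of $R'$, so they have the form $A/\Pi^r$ with $A\in\Lambda_5$. The prime $e_3$ of $\Lambda_5$ does not divide $\mathsf p_5$, so $\mathcal D_5(\delta_1')\in e_3R'$. It does not divide $\Pi$ either: at the point formed by the five fifth roots of unity $e_1=e_3=0$ and $\Pi\ne0$. Hence $\Lambda_5\cap e_3R'=e_3\Lambda_5$. The contributions to $\mathcal D_5(\delta_1')$ are $\delta'_{1,5}$ from $n=5$; $\sum_Jq_Jk_lk_mk_n\,C_J\,\varphi_J$ from $n=4$, where $C_J$ is $C(e_2,e_4)$ evaluated on the four variables $q_J,k_l,k_m,k_n$; nothing from $n=3$; and $\lambda\sum_ik_i^{2g-4}\varphi_{[5]\setminus i}+\lambda\sum_Jq_J^{2g-4}\varphi_J\varphi_{J^c}$ from $n=2$. Multiply by $-27\alpha^3e_5$, use \eqref{eq:phi23}, \eqref{eq:phimod} and $e_5\delta'_{1,5}\in e_5^2\Lambda_5$. With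 $M=2g-3$,
\[
\lambda P_S+9\alpha^2P_C\in(e_3,e_5^2)\subset\Lambda_5,\qquad P_S=\sum_J\frac{k_i^M+k_j^M-q_J^M}{k_ik_j},\qquad P_C=\sum_Jq_J(k_lk_mk_n)^2C_J .
\]
Both $P_S$ and $P_C$ are symmetric polynomials of odd degree $2g-5$, so modulo $(e_3,e_5^2)$ they have the form $e_5f_S(e_2,e_4)$ and $e_5f_C(e_2,e_4)$, and
\begin{equation}\label{eq:five}
\lambda f_S+9\alpha^2f_C=0 .
\end{equation}

\begin{example}\label{ex:g5}
For $g=4$ the degree is $3$, so $f_S=f_C=0$ and \eqref{eq:five} is empty; this is the direction $\epsilon^4w_2^2$. For $g=5$ we have $C=0$, $M=7$, and the summand of $P_S$ is $-7(k_i^5+k_j^5)-21(k_i^4k_j+k_ik_j^4)-35(k_i^3k_j^2+k_i^2k_j^3)$. Summing over pairs gives $P_S=-28\mathsf p_5+21\mathsf p_5-35(\mathsf p_2\mathsf p_3-\mathsf p_5)\equiv140e_5$. So $f_S=140$, $\lambda=0$, and $Z_5=0$ by Lemma~\ref{lem:claim}.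
\end{example}

\subsection{Computation of $f_C$ and $f_S$}

We compute to first order near $e_5=0$ inside $e_1=e_3=0$. Let $k_5=z$ and let $k_1,\dots,k_4$ be the roots of $t^4+zt^3+E_2t^2+zE_2t+E_4$; their elementary symmetric functions are $-z$, $E_2$, $-zE_2$, $E_4$. For the five variables, $e_1=e_3=0$, $e_2=E_2-z^2$, $e_4=E_4-z^2E_2$, $e_5=zE_4$, so $P=zE_4f(E_2,E_4)+O(z^2)$ for both polynomials. Put $E_2=-(x^2+y^2)$, $E_4=x^2y^2$. At $z=0$ the roots are $\pm x,\pm y$. A root $t_0+z\eta$ satisfies $(4t_0^3+2E_2t_0)\eta+t_0^3+E_2t_0=0$ to first order, so the roots are $\pm x+z\eta_x$ and $\pm y+z\eta_y$ up to $O(z^2)$, with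
\[
\eta_x=\frac{y^2}{2(x^2-y^2)},\qquad\eta_y=-\frac{x^2}{2(x^2-y^2)} .
\]

\emph{The polynomial $f_C$.} Pairs not containing $5$ carry the factor $z^2$. For $J=\{i,5\}$ we have $(k_lk_mk_n)^2=E_4^2/k_i^2$, $q_J=k_i+z$, and the arguments of $C$ are $E_2-zk_i+O(z^2)$ and $E_4(1+z/k_i)$. Writing $C_2,C_4$ for the partial derivatives of $C$ and summing over $i\le4$,
\[
P_C=E_4^2\Big[C\sum k_i^{-1}+zC\sum k_i^{-2}-4zC_2+zE_4C_4\sum k_i^{-2}\Big]+O(z^2).
\]
Since $\sum k_i^{-1}=-zE_2/E_4$ and $\sum k_i^{-2}=-2E_2/E_4+O(z^2)$, we get $f_C=-(3E_2C+4E_4C_2+2E_2E_4C_4)$. Euler's relation $2E_2C_2+4E_4C_4=(2g-12)C$ turns this into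
\begin{equation}\label{eq:fC}
f_C=-\big((g-3)E_2C+(4E_4-E_2^2)\,C_2\big).
\end{equation}

\emph{The polynomial $f_S$.} Let $F(u,v)=\frac{u^M+v^M-(u+v)^M}{uv}$, $r=g-2$, $M=2r+1$, and $\Sigma=\eta_xx^{2r-2}+\eta_yy^{2r-2}$. The pairs $\{i,5\}$ give $\sum_{i\le4}\big(-Mk_i^{M-2}-\binom M2zk_i^{M-3}\big)=-2M(M-2)z\Sigma-M(M-1)z(x^{2r-2}+y^{2r-2})$ modulo $z^2$. The pair $\{x+z\eta_x,-x+z\eta_x\}$ gives $2Mz\eta_xx^{M-1}/(-x^2)$, and with the same term for $y$ these two pairs give $-2Mz\Sigma$. Together these six pairs contribute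
\[
-M(M-1)z\big(2\Sigma+x^{2r-2}+y^{2r-2}\big)=-M(M-1)z\,\frac{x^{2r}-y^{2r}}{x^2-y^2}.
\]
The function $F$ is odd under $(u,v)\to(-u,-v)$, so the remaining four pairs cancel at order $z^0$ and contribute $2z(\eta_x\partial_x\Phi_++\eta_y\partial_y\Phi_-)$ with $\Phi_\pm=F(x,y)\pm F(x,-y)$. With $A=x+y$, $B=x-y$,
\[
\Phi_+=\frac{2y^M-A^M+B^M}{xy},\qquad\Phi_-=\frac{2x^M-A^M-B^M}{xy},
\]
\[
y^2\partial_x\Phi_+-x^2\partial_y\Phi_-=M(x^2-y^2)\frac{A^{2r}-B^{2r}}{xy}+\frac{2(x^{M+3}-y^{M+3})-A^M(x^3-y^3)-B^M(x^3+y^3)}{x^2y^2}.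
\]
Dividing by $x^2-y^2=AB$ and adding the contributions,
\begin{multline}\label{eq:fS}
E_4f_S=-M(M-1)\frac{x^{2r}-y^{2r}}{x^2-y^2}+M\frac{A^{2r}-B^{2r}}{xy}\\
+\frac1{x^2y^2}\Big[\frac{2(x^{2r+4}-y^{2r+4})}{x^2-y^2}-A^{2r}(x^2+xy+y^2)-B^{2r}(x^2-xy+y^2)\Big].
\end{multline}

\subsection{End of the proof}

Put $x=e^{v/2}$, $y=e^{-v/2}$, so $E_4=1$, $E_2=-2\cosh v$, and let $c(v)=C(-2\cosh v,1)$. Then $c'=-2\sinh v\,C_2$, and \eqref{eq:fC} becomes $f_C=2(r-1)\cosh v\,c-2\sinh v\,c'$, that is
\begin{equation}\label{eq:deriv}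
\frac{f_C}{\sinh^rv}=-2\,\frac{d}{dv}\,\frac{c}{\sinh^{r-1}v}.
\end{equation}
If $f_C=0$, then $c$ is a constant multiple of $\sinh^{g-3}v$. But $c$ is a polynomial in $\cosh v$ of degree at most $g-6$, so comparing growth gives $c=0$, and $C=0$ by homogeneity. By \eqref{eq:five}, $\lambda=0$ implies $C=0$, hence $\delta_1=0$ by Lemma~\ref{lem:claim}. The linear map $(\delta_p)\mapsto\lambda$ is injective, and $\dim Z_g\le1$.

Let $g$ be odd, so $r\ge3$ is odd. By \eqref{eq:deriv}, $f_C(2\sinh v)^{-r}dv$ has zero residue at $v=0$; we show that the residue for $f_S$ is nonzero. Since $AB=2\sinh v$ and $A/B=\coth\frac v2$, \eqref{eq:fS} gives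
\[
\frac{f_S}{(2\sinh v)^r}=\frac{-2r(2r+1)\sinh rv+2\sinh(r+2)v}{2^r\sinh^{r+1}v}+(2r-2\cosh v)\coth^r\tfrac v2-(2r+2\cosh v)\tanh^r\tfrac v2 .
\]
The last term is regular. For the middle term put $T=\tanh\frac v2$, $dv=\frac{2\,dT}{1-T^2}$, $\cosh v=\frac{1+T^2}{1-T^2}$; the residue is the coefficient of $T^{r-1}$ in $4\big(\frac r{1-T^2}-\frac{1+T^2}{(1-T^2)^2}\big)$. As $r-1=2j$ is even and $\frac{1+T^2}{(1-T^2)^2}=\sum_j(2j+1)T^{2j}$, it equals $4(r-r)=0$. For the first term put $U=e^{2v}$; then
\[
\frac{\sinh\mu v}{\sinh^{r+1}v}\,dv=2^{r-1}\,\frac{U^{(r-1+\mu)/2}-U^{(r-1-\mu)/2}}{(U-1)^{r+1}}\,dU .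
\]
With $b=4^{-r}\binom{2r}r$ and $r$ odd, $\binom{r-1/2}r=-\binom{-1/2}r=b$ and $\binom{r+1/2}r=-\binom{-3/2}r=(2r+1)b$. So the residues for $\mu=r$ and $\mu=r+2$ are $2^rb$ and $(2r+1)2^rb$, and the total residue is $(2r+1)(2-2r)\,b\neq0$. (For $r=3$ this is $-\frac{35}4$, which is the residue of $140\,(2\sinh v)^{-3}$, in agreement with Example~\ref{ex:g5}.) By \eqref{eq:five}, $\lambda=0$, so $Z_g=0$. Proposition~\ref{prop:A} is proved.

\section{An element of $Z_{2k}$: proof of Proposition \ref{prop:B}}\label{sec:lower}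

Let $g=2k$, $k\ge2$, and $m=2k-3$, an odd number at least $1$. We restore $\epsilon$.

\subsection{A cocycle built from the KdV densities}

Let $h_{p-1}=\frac{\delta\mathsf K_p}{\delta w}$ for $p\ge-1$, so $h_{-1}=w$ and $h_{-2}=1$, and put $h_{-3}=0$. Then $\partial_wh_j=h_{j-1}$, $\int h_j=\mathsf K_j$ for $j\ge-1$, and $X_ph_{i-1}=X_ih_{p-1}$ by Lemma~\ref{lem:canonical}(ii). Since $\int X_ph_{i-1}=\{\mathsf K_{i-1},\mathsf K_p\}=0$, there are unique balanced $\Omega_{i,p}=\Omega_{p,i}\in\mathcal B[\epsilon^2]$ of grade $i+p+1$ with $\partial\Omega_{i,p}=X_ph_{i-1}$ ($i,p\ge0$). Put $\Omega_{-1,p}=0$. Applying $\partial$ to both sides, and noting that no constants of the relevant degree and grade exist, one obtains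
\[
\Omega_{i,0}=h_{i-1},\qquad X_q\Omega_{i,p}=X_p\Omega_{i,q},\qquad\partial_w\Omega_{i,p}=\Omega_{i-1,p}+\Omega_{i,p-1}\ \ (p\ge1);
\]
the last one uses $\partial_wX_ph_{i-1}=X_{p-1}h_{i-1}+X_ph_{i-2}$. The $\epsilon^0$ part of $\Omega_{i,p}$ is $\Omega^0_{i,p}(w)=\frac{w^{i+p+1}}{i!\,p!\,(i+p+1)}$, and we set $\Omega^0_{-1,p}=0$.

The equations $X_q\delta_p=X_p\delta_q$ are solved by $\delta_p=X_pK$ for any $K$, and a nontrivial solution should come from a $K$ that is not polynomial. The nonlocal quantities $\partial^{-1}h_{i-1}$ have local derivatives $X_p\partial^{-1}h_{i-1}=\Omega_{i,p}$, and for odd $m$ a formal integration by parts turns $X_p\,\frac12\int\sum_{i=-1}^{m+1}(-1)^i(\partial^{-1}h_{i-1})\,h_{m-i-1}$ into the local expression $\int\sum_i(-1)^i\Omega_{i,p}h_{m-i-1}$. This motivates the definition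
\[
Q_p=\int\sum_{i=0}^{m+1}(-1)^i\,\Omega_{i,p}\,h_{m-i-1}-\mathsf K_{m+p},\qquad p\ge0,
\]
of grade $m+p+2=g+p-1$.

\begin{lemma}\label{lem:Q}
$X_qQ_p=X_pQ_q$, $\ \partial_wQ_p=Q_{p-1}$ for $p\ge1$, $\ Q_0=0$, and $Q_p|_{\epsilon=0}=0$.
\end{lemma}

\begin{proof}
In $X_qQ_p-X_pQ_q$ the terms where $X$ acts on $\Omega$ cancel since $X_q\Omega_{i,p}=X_p\Omega_{i,q}$, and $X_q\mathsf K_{m+p}=0$. There remains $\sum_{i=0}^m(-1)^i\int(\Omega_{i,p}\,\partial\Omega_{m-i,q}-\Omega_{i,q}\,\partial\Omega_{m-i,p})$. In the second half replace $i$ by $m-i$ and integrate by parts; the two signs $(-1)^m=-1$ and $-1$ turn it into the first half, so the difference is $0$. In $\partial_wQ_p$ the terms $(-1)^i\Omega_{i-1,p}h_{m-i-1}$, $1\le i\le m+1$, cancel the terms $(-1)^i\Omega_{i,p}h_{m-i-2}$, $0\le i\le m$ (the term $i=m+1$ contains $h_{-3}=0$), and what is left is $Q_{p-1}$. In $Q_0$ the terms $(-1)^ih_{i-1}h_{m-i-1}$, $0\le i\le m$, cancel in pairs $i\leftrightarrow m-i$, and $i=m+1$ gives $\int h_m=\mathsf K_m$. The $\epsilon^0$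 part vanishes because
\begin{equation}\label{eq:beta}
\sum_{i=0}^{m+1}\frac{(-1)^i}{i!\,p!\,(i+p+1)(m-i+1)!}=\frac1{p!\,(m+1)!}\int_0^1t^p(1-t)^{m+1}dt=\frac1{(m+p+2)!}.
\end{equation}
\end{proof}

So $Q_1$ is c.c.\ of grade $g$. It has no term of degree $0$, and none of degree $2$ because $\epsilon^2w_1^2$ has grade $3\ne g$. We bring it to standard form. For $e=4,6,\dots$ choose $\kappa_e\in V_{e-1}$ of length $g-1-\frac e2$, by Lemma~\ref{lem:D}(iii), so that the $\epsilon^e$-coefficient of $Q_1+X_1\sum_{e'\le e}\epsilon^{e'}\kappa_{e'}$ lies in $\mathrm{Std}_e$; only finitely many $\kappa_e$ are nonzero, since the length must be positive. With $\kappa=\sum\epsilon^e\kappa_e$ the family $(Q_p+X_p\kappa)$ lies in $Z_g$. A monomial in $\mathrm{Std}_d$ has $n\le d/2$, and $n+\frac d2=2k$ forces $d\ge2k$, with equality only for $w_2^k$. So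
\begin{equation}\label{eq:Qst}
Q_1+X_1\kappa=\mathsf a\,\epsilon^{2k}\int w_2^k+O(\epsilon^{2k+2}),
\end{equation}
and we must show $\mathsf a\ne0$.

\begin{example}\label{ex:k2}
Let $k=2$, $m=1$. Then $Q_1=\int(h_0^2-w\,\Omega_{1,1}+\Omega_{2,1})-\mathsf K_2$ is a multiple of $\epsilon^4\int w_2^2$, $\kappa=0$, and only quadratic parts matter; set $\epsilon=1$. We have $h_0=\frac{w^2}2+\alpha w_2$, and $h_1=\frac{w^3}6+\alpha(ww_2+\frac12w_1^2)+\beta w_4$ by \eqref{eq:K2}. The linear part of $\Omega_{1,1}$ is $\alpha^2w_4$. The quadratic part of $X_1h_1$ is $\beta\partial^5\frac{w^2}2+\alpha^2(ww_5+w_1w_4+w_2w_3)$, so that of $\Omega_{2,1}$ is $\beta\partial^4\frac{w^2}2+\alpha^2(ww_4+\frac12w_2^2)\equiv\frac32\alpha^2w_2^2$. Hence $\mathsf a=(1-1+\frac32-\frac3{10})\alpha^2=\frac65\alpha^2$.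
\end{example}

For general $k$ neither $\Omega_{i,1}$ nor $\kappa$ is explicit. The residue avoids both. We write $Q_p=X_pK$ with $K\in\mathcal F_{\rm loc}[[\epsilon^2]]$; by \eqref{eq:first} the number $\mathsf a$ is then the coefficient of $\int w_2^k/w_1$ in $K+\kappa$, up to the factor $3k-2$; the residue does not see the polynomial $\kappa$; and it suffices to evaluate it on the parabola $w=-y^2$.

\subsection{A local potential for $Q_p$}

\begin{lemma}\label{lem:quasi}
There is an algebra automorphism $\phi=1+O(\epsilon^2)$ of $\mathcal B_{\rm loc}[[\epsilon^2]]$ that commutes with $\partial$ and $\partial_w$, whose $\epsilon^{2j}$-part raises the degree by $2j$ and lowers the length by $j$, such that $v=\phi(w)$ satisfies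
\[
\mathsf K_p=\int\frac{v^{p+2}}{(p+2)!}\ \ (p\ge-1),\qquad X_pv=\frac{v^p}{p!}\,\partial v\ \ (p\geq0),\qquad v=w-\frac\alpha2\,\epsilon^2\,\partial\frac{w_2}{w_1}+O(\epsilon^4).
\]
The coefficient $v_j$ of $\epsilon^{2j}$ in $v$, $j\ge1$, is c.c.\ of degree $2j$ and length $1-j$.
\end{lemma}

\begin{proof}
Let $Z_1$ be the derivation commuting with $\partial$ with $Z_1w=-\frac\alpha2\partial\frac{w_2}{w_1}$. (Its Hamiltonian would be a multiple of $\int w_1\log w_1$.) Since $(w_2/w_1)_*=\partial\circ w_1^{-1}\circ\partial$ is self-adjoint, Lemma~\ref{lem:bracket} applies to $Z_1$, and $Z_1H_1^0=\frac\alpha2\int ww_2=\mathsf K_1^{[2]}$. For $j\ge2$ let $Z_j=-X_{J_j}$ with $J_j\in V^{\rm loc}_{2j-1}$ of length $2-j$, and $\phi_j=e^{\epsilon^{2j}Z_j}\cdots e^{\epsilon^2Z_1}$. Each $Z_j$ commutes with $\partial_w$, because $Z_jw$ is c.c., and kills $\int w$ and $\int\frac{w^2}2$ (for $Z_1$ the latter gives a multiple of $\int w_2$). So the $\epsilon^{2j}$-coefficient of $\phi_{j-1}H^0_1$ is killed by $\partial_w$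 and lies in $V_{2j}^{\rm loc}$, with length $3-j$. That of $\phi_jH_1^0$ differs from it by $DJ_j$, and by Lemma~\ref{lem:D}(iii) we can choose $J_j$ so that it vanishes. The limit $\phi$ satisfies $\phi H_1^0=\mathsf K_1$. By Lemma~\ref{lem:bracket}, $\phi$ preserves the bracket and $\phi X_F\phi^{-1}=X_{\phi F}$. So $\phi H_p^0-\mathsf K_p$ commutes with $\mathsf K_1$ and vanishes by Corollary~\ref{cor:unique}, and $X_pv=\phi(X^0_pw)=\frac{v^p}{p!}\partial v$.
\end{proof}

Put $v_{(i)}=\frac{v^{i+1}}{(i+1)!}$ for $i\ge-1$. As $\int h_{i-1}=\mathsf K_{i-1}=\int v_{(i)}$ for $i\ge0$, we have $h_{i-1}=v_{(i)}+\partial\eta_i$ with a unique $\eta_i\in\epsilon^2\mathcal B_{\rm loc}[[\epsilon^2]]$ whose $\epsilon^{2j}$-coefficient has degree $2j-1$; and $\eta_{-1}=0$. Since $X_pv_{(i)}=\partial\,\Omega^0_{i,p}(v)$, applying $\partial$ shows $\Omega_{i,p}=\Omega^0_{i,p}(v)+X_p\eta_i$. Define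
\[
K=\int\sum_{i=-1}^{m+1}(-1)^i\Big[\eta_i\,v_{(m-i)}+\tfrac12\eta_i\,\partial\eta_{m-i}\Big];
\]
its $\epsilon^e$-coefficient has degree $e-1$.

\begin{lemma}\label{lem:K}
$X_pK=Q_p$, and $K+\kappa=\dfrac{\mathsf a\,\epsilon^{2k}}{3k-2}\displaystyle\int\frac{w_2^k}{w_1}+O(\epsilon^{2k+2})$.
\end{lemma}

\begin{proof}
By \eqref{eq:beta}, $\mathsf K_{m+p}=\int\sum_i(-1)^i\Omega^0_{i,p}(v)\,v_{(m-i)}$, so
\[
Q_p=\int\sum_{i=-1}^{m+1}(-1)^i\Big[X_p\eta_i\,\big(v_{(m-i)}+\partial\eta_{m-i}\big)+\Omega^0_{i,p}(v)\,\partial\eta_{m-i}\Big].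
\]
On the other hand the summand of $X_pK$ is $X_p\eta_i\,v_{(m-i)}+\eta_i\,\partial\Omega^0_{m-i,p}(v)+\frac12X_p\eta_i\,\partial\eta_{m-i}+\frac12\eta_i\,\partial X_p\eta_{m-i}$. In the second and fourth terms integrate by parts and replace $i$ by $m-i$; as $m$ is odd the signs cancel, and we obtain $Q_p$.

At order $\epsilon^2$ the functional $K$ has degree $1$, where Lemma~\ref{lem:D}(iv) is not available in $\mathcal F_{\rm loc}$, so we compute. Read $\frac{w^j}{j!}$ as $0$ for $j<0$. From $v_1=-\frac\alpha2\partial\frac{w_2}{w_1}$ we get $\mathsf K_i^{[2]}=\int\frac{w^{i+1}}{(i+1)!}v_1=-\frac\alpha2\int\frac{w^{i-1}}{(i-1)!}w_1^2$, hence $h_{i-1}^{[2]}=\frac\alpha2\big[\frac{w^{i-2}}{(i-2)!}w_1^2+2\frac{w^{i-1}}{(i-1)!}w_2\big]$. Subtracting $v_{(i)}^{[2]}=\frac{w^i}{i!}v_1$ gives the derivative of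
\[
\eta_i^{[2]}=\frac\alpha2\Big[\frac{w^i}{i!}\frac{w_2}{w_1}+\frac{w^{i-1}}{(i-1)!}w_1\Big].
\]
The terms $w^mw_1$ in $K^{[2]}$ are exact, and the others sum to $\frac\alpha2\int\frac{w_2}{w_1}w^{m+1}\sum_{i=0}^{m+1}\frac{(-1)^i}{i!\,(m+1-i)!}=0$. So $K'=K+\kappa=O(\epsilon^4)$ has coefficients of degree at least $3$, and $X_1K'$ is given by \eqref{eq:Qst}. Corollary~\ref{cor:unique} gives $K'=O(\epsilon^{2k})$, and then $X_1^0K'^{[2k]}=\mathsf a\int w_2^k$; conclude by \eqref{eq:first} and Lemma~\ref{lem:D}(iv).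
\end{proof}

\subsection{The residue on the parabola}

Let $\operatorname{ev}_q\colon\mathcal B_{\rm loc}\to\mathbb R[y^{\pm1}]$ be the evaluation at $w=-y^2$, so $w_1\mapsto-2y$, $w_2\mapsto-2$, and $w_j\mapsto0$ for $j\ge3$. A term of degree $d$ and length $n$ goes to a multiple of $y^{2n-d}$. The residue $\operatorname{Res}_y\operatorname{ev}_q$ is defined on $\mathcal F_{\rm loc}$ and kills $\kappa$, so by Lemma~\ref{lem:K}
\begin{equation}\label{eq:Psi}
\Psi:=[\epsilon^{2k}]\operatorname{Res}_y\operatorname{ev}_q(K)=\frac{(-2)^{k-1}}{3k-2}\,\mathsf a .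
\end{equation}
By Lemma~\ref{lem:quasi}, $V=\operatorname{ev}_q(v)=-y^2\big(1+\sum_{j\ge1}\nu_j\epsilon^{2j}y^{-4j}\big)$ with $\nu_j\in\mathbb R$. Write $V=-\sigma^2$ with $\sigma=y+O(\epsilon^2)$ and invert $\epsilon$-adically:
\[
y=Y(\sigma)=\sum_{i\ge0}y_i\,\sigma^{1-4i},\qquad y_0=1,\quad y_i\in\mathbb R\,\epsilon^{2i}.
\]
For $\xi=Y(\sigma)-\sigma=O(\epsilon^2)$ and any $G$, differentiating the right side and using Taylor's formula gives
\begin{equation}\label{eq:subst}
G(Y(\sigma))\,Y'(\sigma)-G(\sigma)=\partial_\sigma\sum_{n\ge1}\frac{G^{(n-1)}(\sigma)\,\xi^n}{n!},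
\end{equation}
so linear functionals that kill derivatives, such as the residue, are invariant under the substitution $y=Y(\sigma)$.

\begin{lemma}\label{lem:Psi}
$\displaystyle\Psi\,\epsilon^{2k}=\sum_{i=0}^k\frac{y_i\,y_{k-i}}{\prod_{l=1}^{2k-2}\big(\frac12-2i+l\big)}$.
\end{lemma}

\begin{proof}
Let $\Theta_i$ be a primitive of the polynomial $\operatorname{ev}_q(h_{i-1})$ and $\theta_i=\Theta_i-\operatorname{ev}_q(\eta_i)$, so that $\theta_i'=\frac{V^{i+1}}{(i+1)!}$. The density of $K$ becomes $\frac12\sum_i(-1)^i(\Theta_i-\theta_i)(\Theta'_{m-i}+\theta'_{m-i})$. The terms $\Theta_i\Theta'_{m-i}$ are polynomial. Modulo derivatives, $-\theta_i\Theta_{m-i}'$ equals $\theta_i'\Theta_{m-i}$, and after $i\to m-i$ these terms cancel the terms $\Theta_i\theta'_{m-i}$. So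
\[
\operatorname{Res}_y\operatorname{ev}_q(K)=-\tfrac12\operatorname{Res}\sum_{i=-1}^{m+1}(-1)^i\theta_i\,d\theta_{m-i},
\]
and we compute in the variable $\sigma$. Write $Y=\sum_j\bar y_j\sigma^j$ with $\bar y_{1-4i}=y_i$, and put $l=i+1$, $\bar m=m+2=2k-1$. Then $d\theta_{l-1}=\frac{(-1)^l}{l!}\sum_jj\bar y_j\sigma^{j+2l-1}d\sigma$ and, as $j$ is odd, $\theta_{l-1}=\frac{(-1)^l}{l!}\sum_j\frac{j\bar y_j}{j+2l}\sigma^{j+2l}$ up to a constant, which does not affect the residue. The partner of $\theta_{l-1}$ is $d\theta_{\bar m-l-1}$; their signs multiply to $(-1)^{\bar m}=-1$, and $(-1)^i=-(-1)^l$. Hence the residue is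
\[
-\frac14\sum_{j+j'=-2\bar m}jj'\,\bar y_j\bar y_{j'}\sum_{l=0}^{\bar m}\frac{(-1)^l}{l!\,(\bar m-l)!\,(\frac j2+l)}=-\frac14\sum_{j+j'=-2\bar m}\frac{jj'\,\bar y_j\bar y_{j'}}{\prod_{l=0}^{\bar m}(\frac j2+l)}
\]
by partial fractions. The factors $l=0$ and $l=\bar m$ are $\frac j2$ and $-\frac{j'}2$ and cancel $-\frac14jj'$. Finally $j=1-4i$, $j'=1-4i'$, $j+j'=2-4k$ means $i+i'=k$.
\end{proof}

\subsection{The coefficients $y_i$}

It remains to find the $y_i$. The identities $\int\mathcal E_n=\int\frac{v^n}{n!}$ say that $e^{tv}$ and the heat kernel on the diagonal have the same integral. On the parabola the heat kernel is explicit, and a regularized integral replaces $\int$.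

\begin{lemma}\label{lem:yi}
$(1-4i)\,\Gamma(\frac12-2i)\,y_i=\sqrt\pi\,\hbar^{2i}\,[z^{2i}]\dfrac z{\sinh z}$ for $i\ge0$.
\end{lemma}

\begin{proof}
We have $\mathcal E_n-\frac{v^n}{n!}=\partial\zeta_n$ with a unique $\zeta_n\in\epsilon^2\mathcal B_{\rm loc}[[\epsilon^2]]$ whose $\epsilon^{2j}$-coefficient has degree $2j-1$ and length $n-j$; $\zeta_0=0$. From $\partial_w\mathcal E_n=\mathcal E_{n-1}$ and $\partial_wv=1$ we get $\partial_w\zeta_n=\zeta_{n-1}$ by degree. Hence $\sum_nt^n\zeta_n=e^{tw}\sum_qt^q\gamma_q$ with c.c.\ $\gamma_q$, whose $\epsilon^{2j}$-coefficient has degree $2j-1$ and length $q-j$. A nonzero c.c.\ term has $\deg-n\ge0$, so $q\le3j-1$: at each order in $\epsilon$ the sum over $q$ is finite. The same argument gives $\sum t^n\mathcal E_n=e^{tw}\times(\text{c.c., polynomial in $t$ at each order})$. Applying $\operatorname{ev}_q$ we obtain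
\[
\operatorname{ev}_q\Big(\sum_nt^n\mathcal E_n\Big)-e^{tV}=\partial_y\Big(e^{-ty^2}\sum_qt^q\operatorname{ev}_q(\gamma_q)\Big),
\]
where at each order in $\epsilon$ all terms lie in $e^{-ty^2}\mathbb R[t,y^{\pm1}]$ and $\operatorname{ev}_q(\gamma_q)$ is odd in $y$. On even elements define the $\mathbb R[t]$-linear functional $\mathcal L(y^{2n}e^{-ty^2})=\Gamma(n+\frac12)\,t^{-n-\frac12}$, $n\in\mathbb Z$, which for $n\ge0$ is the integral over $\mathbb R$. It kills $\partial_y(y^{2n-1}e^{-ty^2})=(2n-1)y^{2n-2}e^{-ty^2}-2ty^{2n}e^{-ty^2}$ because $\Gamma(n+\frac12)=(n-\frac12)\Gamma(n-\frac12)$. So the two terms on the left have the same $\mathcal L$-value.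

For real $\hbar>0$, Mehler's formula gives the heat kernel of $\hbar^2\partial_x^2-x^2$ as
\[
(2\pi\hbar\sinh2\hbar t)^{-1/2}\exp\Big(-\frac{(x^2+y^2)\cosh2\hbar t-2xy}{2\hbar\sinh2\hbar t}\Big).
\]
With $x=y+z$, its quotient by $(4\pi\hbar^2t)^{-1/2}e^{-z^2/4\hbar^2t}$ is analytic at $t=0$ with value $1$, so its Taylor coefficients in $t$ solve \eqref{eq:transport} for $w=-y^2$. By uniqueness, at $z=0$,
\[
\operatorname{ev}_q\Big(\sum_nt^n\mathcal E_n\Big)=\Big(\frac{2\hbar t}{\sinh2\hbar t}\Big)^{1/2}e^{-ty^2}e^{-y^2\varrho},\qquad\varrho=\frac{\tanh\hbar t}\hbar-t=O(\hbar^2),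
\]
an identity of formal series in $\hbar^2$. Expanding $e^{-y^2\varrho}$ and summing the binomial series gives $\mathcal L(e^{-ty^2}e^{-y^2\varrho})=\sqrt\pi\,(t+\varrho)^{-1/2}$, and with $\sinh2z\tanh z=2\sinh^2z$ the $\mathcal L$-value of the whole expression is $\sqrt\pi\,t^{-1/2}\frac{\hbar t}{\sinh\hbar t}$. For the other term apply \eqref{eq:subst} with $G=e^{tV}$. Here $G$ is even and $\xi$ is odd, so the expression under $\partial_\sigma$ is odd, and
\[
\mathcal L(e^{tV})=\mathcal L\big(e^{-t\sigma^2}Y'(\sigma)\big)=\sum_{i\ge0}(1-4i)\,y_i\,\Gamma(\tfrac12-2i)\,t^{2i-\frac12}.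
\]
Compare the coefficients of $t^{2i-\frac12}$.
\end{proof}

For $i=1$ the lemma gives $y_1=\frac{\hbar^2}{24}$, in agreement with $\operatorname{ev}_q(v_1)=\frac\alpha2y^{-2}$, which gives $y_1=\frac\alpha4\epsilon^2$.

\begin{proof}[End of the proof of Proposition~\ref{prop:B}]
In the product $\frac z{\sinh z}=\prod_{n\ge1}\big(1+\frac{z^2}{\pi^2n^2}\big)^{-1}$ each factor is a series in $-z^2$ with positive coefficients, so $(-1)^i[z^{2i}]\frac z{\sinh z}>0$. Also $\Gamma(\frac12-2i)>0$, since it is $\Gamma(\frac12)$ divided by $2i$ negative factors. So $y_i=(-1)^{i-1}\hbar^{2i}$ times a positive number for $i\ge1$. Remove the common factor $\hbar^{2k}$, which is nonzero because $a_0\ne0$, from the sum in Lemma~\ref{lem:Psi}. For $i=0$ and $i=k$ the numerator has sign $(-1)^{k-1}$, and the denominator is positive: all its factors are positive for $i=0$, and all $2k-2$ of them are negative for $i=k$. For $1\le i\le k-1$ the numerator has sign $(-1)^k$, and exactly the $2i-1$ factors with $l\le2i-1$ are negative,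 so the denominator is negative. All terms have the sign $(-1)^{k-1}$. Hence $\Psi\neq0$, and $\mathsf a\ne0$ by \eqref{eq:Psi}.
\end{proof}

For $k=2$, $[z^4]\frac z{\sinh z}=\frac7{360}$ and $\Gamma(-\frac72)=\frac{16}{105}\sqrt\pi$ give $y_2=-\frac7{384}\hbar^4$, so $\Psi\epsilon^4=\frac8{15}y_2-4y_1^2=-\frac1{60}\hbar^4$ and $\mathsf a=-2\Psi=\frac{36}{30}\alpha^2=\frac65\alpha^2$, the value found in Example~\ref{ex:k2}. With Propositions~\ref{prop:A} and \ref{prop:B} established, the proof of Theorem~\ref{thm:b} is complete.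

\begin{thebibliography}{9}

\bibitem{DMS}
Degiovanni, Magri, Sciacca, Commun. Math. Phys. 253 (2005).

\bibitem{DLYZ}
Boris Dubrovin, Si-Qi Liu, Di Yang, Youjin Zhang, \emph{Hodge integrals and tau-symmetric integrable hierarchies of Hamiltonian evolutionary PDEs}, arXiv:1409.4616 (2014).

\bibitem{GD}
Gelfand, Dickey, Russ. Math. Surveys 30:5 (1975).

\bibitem{Getzler}
Getzler, Duke Math. J. 111 (2002).

\end{thebibliography}
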